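\title{A smooth pseudoconvex domain on which the Berezin transform does not detect compactness}

\begin{abstract}
For every $n\ge2$ we construct a $C^\infty$-smooth bounded pseudoconvex domain $\Omega\subset\mathbb C^n$ on whose Bergman space the operator $T=T_{\bar z_1}T_{z_1}-T_{z_1}T_{\bar z_1}$ is not compact, although its Berezin transform vanishes on the boundary. Thus the Axler--Zheng characterization of compactness fails for the algebra generated by Toeplitz operators with symbols in $C(\overline\Omega)$ on general smooth bounded pseudoconvex domains. The domain is a complete Hartogs domain over a disc. The operator $T$ splits into operators on weighted Bergman spaces in one variable, one for each monomial in the fiber variables. An Aharonov--Bohm effect makes these operators small outside a sparse set of degrees, and the Berezin transform, which averages over the degrees, does not see that set.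
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
Let $\Omega\subset\mathbb C^n$ be a bounded domain with boundary $b\Omega$. The Bergman space $A^2(\Omega)$ is the Hilbert space of holomorphic functions on $\Omega$ that are square integrable with respect to Lebesgue measure $dV$. Let $P:L^2(\Omega)\to A^2(\Omega)$ be the orthogonal projection and $K_\Omega$ the Bergman kernel, so that $F(p)=\langle F,K_\Omega(\cdot,p)\rangle$ for $F\in A^2(\Omega)$ and $p\in\Omega$. A bounded measurable function $\phi$ on $\Omega$ defines the Toeplitz operator $T_\phi F=P(\phi F)$ on $A^2(\Omega)$, and $\mathcal T(\overline\Omega)$ denotes the norm-closed algebra generated by the operators $T_\phi$ with $\phi\in C(\overline\Omega)$. The normalized kernel at $p$ is the unit vector $k_p=K_\Omega(\cdot,p)/\sqrt{K_\Omega(p,p)}$, and the \emph{Berezin transform} of a bounded operator $T$ on $A^2(\Omega)$ is the function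
\[
\widetilde T(p)=\langle Tk_p,k_p\rangle,\qquad p\in\Omega .
\]
We say that $\widetilde T=0$ on $b\Omega$ if $\sup\{|\widetilde T(p)|:p\in\Omega,\ \operatorname{dist}(p,b\Omega)<\delta\}\to0$ as $\delta\to0^+$, that is, if $\widetilde T$ extends continuously to $\overline\Omega$ with value $0$ on $b\Omega$.

The Berezin transform tests the quadratic form of $T$ on one family of unit vectors. For a single Toeplitz operator, $\widetilde{T_\phi}(p)=\int_\Omega\phi|k_p|^2\,dV$ is the average of the symbol against the probability measure $|k_p|^2\,dV$. An operator is compact when it sends weakly null sequences to norm null sequences. On a smooth bounded pseudoconvex domain $k_p\to0$ weakly as $p\to b\Omega$, so the Berezin transform of a compact operator vanishes on the boundary (Proposition~\ref{prop:converse}). The converse asks whether the vectors $k_p$ are enough to test compactness.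

The Axler--Zheng theorem says that on the Bergman space of the unit disc a finite sum of finite products of Toeplitz operators is compact if and only if its Berezin transform vanishes on the unit circle. This has been generalized to the polydisc, and to the unit ball for operators in the Toeplitz algebra. Moreover, if $\Omega$ is a $C^\infty$-smooth bounded pseudoconvex domain on which the $\bar\partial$-Neumann operator is compact, then $T\in\mathcal T(\overline\Omega)$ is compact if and only if $\widetilde T=0$ on $b\Omega$. Whether the Axler--Zheng theorem is true on all $C^\infty$-smooth bounded pseudoconvex domains in $\mathbb C^n$ is posed as an open question by Dogan and Sahutoglu \cite{DS}. We consider it for the algebra $\mathcal T(\overline\Omega)$: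

\begin{quote}
\emph{Let $n\ge2$ and let $\Omega\subset\mathbb C^n$ be any $C^\infty$-smooth bounded pseudoconvex domain. Is an operator $T\in\mathcal T(\overline\Omega)$ compact on $A^2(\Omega)$ if and only if $\widetilde T=0$ on $b\Omega$?}
\end{quote}

Recall that $\Omega$ is pseudoconvex if it carries a continuous plurisubharmonic function that tends to $+\infty$ at $b\Omega$, and $C^\infty$-smooth if near each boundary point it is given by $\{\rho<0\}$ for a smooth real function $\rho$ with nonvanishing gradient. The answer is negative in every dimension.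

\begin{theorem}\label{thm:main}
Let $n\ge2$. There is a $C^\infty$-smooth bounded pseudoconvex domain $\Omega\subset\mathbb C^n$, a complete Hartogs domain over a disc, such that the operator
\[
T=T_{\bar z_1}T_{z_1}-T_{z_1}T_{\bar z_1}\in\mathcal T(\overline\Omega),\qquad T\ge0,
\]
satisfies $\widetilde T=0$ on $b\Omega$, but $T$ is not compact.
\end{theorem}

In particular, the compactness of the $\bar\partial$-Neumann operator cannot simply be dropped from the result quoted above. That operator plays no role in our proof.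

On any bounded domain, $T_{z_1}$ is multiplication by $z_1$ and $T_{\bar z_1}=T_{z_1}^*$. Hence
\begin{equation}\label{eq:hankel}
\langle TF,F\rangle=\|z_1F\|^2-\|P(\bar z_1F)\|^2=\|(I-P)(\bar z_1F)\|^2 ,
\end{equation}
so $T=H^*H\ge0$ with the Hankel operator $H=(I-P)\bar z_1|_{A^2(\Omega)}$. The number $\langle TF,F\rangle$ is the squared distance from $\bar z_1F$ to the holomorphic functions.

\subsection{Two examples}
The first example shows how the Berezin transform can miss a noncompact operator. The second shows why one might expect that this cannot happen for $T$.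

\begin{example}[a sparse projection]\label{ex:sparse}
On the unit disc $\mathbb D$ the functions $e_m(w)=\sqrt{(m+1)/\pi}\,w^m$ form an orthonormal basis of $A^2(\mathbb D)$, and $k_w=(1-x)\sum_m\sqrt{m+1}\,\bar w^me_m$ with $x=|w|^2$. Let $\Pi$ be the orthogonal projection onto the closed span of the $e_{2^j}$, $j\ge1$. It has infinite rank, so it is not compact. Since $(2^j+1)x^{2^j}\le3\sum_{2^{j-1}<m\le2^j}x^m$,
\[
\widetilde\Pi(w)=(1-x)^2\sum_{j\ge1}(2^j+1)x^{2^j}\le3(1-x)\longrightarrow0\qquad(|w|\to1).
\]
The Berezin transform of a diagonal operator is a weighted average of its eigenvalues, the weights spread out as $x\to1$, and a sparse set of degrees is lost. By the Axler--Zheng theorem, $\Pi$ is not a finite sum of finite products of Toeplitz operators.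
\end{example}

\begin{example}[the bidisc]\label{ex:bidisc}
Let $\Omega=\mathbb D\times\mathbb D$ with coordinates $(z,w)$. Since $\bar z$ is orthogonal to all monomials $z^l$ in $L^2(\mathbb D)$, we have $P(\bar zF)=0$ whenever $F$ depends on $w$ only, and \eqref{eq:hankel} gives $\langle TF,F\rangle=\frac1\pi\int_{\mathbb D}|z|^2\,dA\cdot\|F\|^2=\frac12\|F\|^2$. Taking $F=w^m$, $m=0,1,\dots$, we see that $T$ is not compact. Taking $F=k_{(0,w_0)}$, which depends on $w$ only, we see that $\widetilde T(0,w_0)=\frac12$ for all $w_0$. Here $T$ is large in every degree, and the Berezin transform detects it.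
\end{example}

\subsection{Outline of the proof}
We build a domain on which $T$ behaves like the projection of Example~\ref{ex:sparse}. Let $\Omega=\{(z,w):|z|<2,\ |w|<e^{-\varphi(z)}\}$ with $w\in\mathbb C^{n-1}$ and $\varphi$ subharmonic. On functions $w^\alpha f(z)$ the operator $T$ acts as the corresponding operator on the weighted Bergman space with weight $e^{-2M\varphi}$, where $M=|\alpha|+n-1$ is the \emph{level}, and $\widetilde T$ is a weighted average over the levels (Section~\ref{sec:reduction}). The size of $T$ on level $M$ is controlled by the energy of a Schr\"odinger operator with magnetic field $M\Delta\varphi$ (Section~\ref{sec:energy}). Inside the unit disc, $\Delta\varphi$ is supported on tiny discs, the \emph{holes}, which come in generations $j=1,2,\dots$; the field $M\Delta\varphi$ has flux $M/m_j$ through a hole of generation $j$. If $M/m_j$ is not too close to an integer, the Aharonov--Bohm effect forces a large energy, and $T$ is small on level $M$. If $M=m_j$, all fluxes that matter are integers, the holes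 are too small to be felt otherwise, and $T$ is not small. Section~\ref{sec:local} collects local estimates for weighted kernels, and Section~\ref{sec:construction} constructs the domain. Noncompactness is then short (Section~\ref{sec:noncompact}). The main work is to show that the sparse resonant levels are negligible in the average, because the weights of the average involve weighted Bergman kernels that vary with $M$; this is done in Sections~\ref{sec:levels} and~\ref{sec:boundary}. Section~\ref{sec:converse} proves the implication that always holds.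

\subsection{Conventions}
Throughout, $d=n-1\ge1$, $D=\{|z|<2\}$, $\mathbb D=\{|z|<1\}$, $B(p,\varrho)$ is the open disc with center $p$ and radius $\varrho$, and $dA$ is area measure, omitted from most integrals. The imaginary unit is $\mathrm i$. We write $f_z=\partial f/\partial z$ and $\bar\partial f=f_{\bar z}$. The norm $\|\cdot\|_{C^l}$ is the maximum of the suprema of all partial derivatives of order at most $l$. Unless stated otherwise, $C$ and $c$ are positive constants that may change from line to line and depend only on $n$ and on three auxiliary functions $\beta,\omega_*,\varphi_0$ that are fixed once and for all in Sections~\ref{sec:local} and~\ref{sec:construction}.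

\section{Hartogs domains and the reduction to one variable}\label{sec:reduction}

\subsection{Minimal solutions of $\bar\partial$}
For a real function $\psi\in C^\infty(D)$ let $\langle f,g\rangle_\psi=\int_Df\bar g\,e^{-2\psi}$, let $L^2_\psi$ be the corresponding Hilbert space, $A^2_\psi$ the closed subspace of holomorphic functions, and $P_\psi$ the orthogonal projection onto $A^2_\psi$. The formal adjoint of $\bar\partial$ is
\[
\vartheta_\psi u=-e^{2\psi}\partial_z(e^{-2\psi}u),\qquad \langle\bar\partial v,u\rangle_\psi=\langle v,\vartheta_\psi u\rangle_\psi\quad(u\in C_c^\infty(D)),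
\]
where $v\in L^2_{\rm loc}(D)$ and $\bar\partial v$ is taken in the sense of distributions. For $g\in L^2_{\rm loc}(D)$ put
\[
\mathcal N_\psi(g)=\sup_{0\ne u\in C_c^\infty(D)}\frac{|\langle g,u\rangle_\psi|^2}{\|\vartheta_\psi u\|_\psi^2}\in[0,\infty].
\]
The denominator does not vanish: if $\vartheta_\psi u=0$, then $e^{-2\psi}u$ is antiholomorphic with compact support, so $u=0$. The functional $\sqrt{\mathcal N_\psi}$ is a supremum of seminorms, hence subadditive. It is the norm of the smallest solution of $\bar\partial v=g$.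

\begin{lemma}\label{lem:dual}
If $\mathcal N_\psi(g)<\infty$, there is $v\in L^2_\psi$ with $\bar\partial v=g$ and $\|v\|_\psi^2\le\mathcal N_\psi(g)$. If $v_1\in L^2_\psi$ and $\bar\partial v_1=g$, then $\|v_1-P_\psi v_1\|_\psi^2=\mathcal N_\psi(g)$.
\end{lemma}

\begin{proof}
Let $\mathcal R=\{\vartheta_\psi u:u\in C_c^\infty(D)\}$. The linear functional $\vartheta_\psi u\mapsto\langle u,g\rangle_\psi$ on $\mathcal R$ has norm $\sqrt{\mathcal N_\psi(g)}$, so by the Riesz representation theorem it equals $\langle\,\cdot\,,v\rangle_\psi$ for some $v$ of that norm; this says $\bar\partial v=g$. For the second statement, a function is orthogonal to $\mathcal R$ exactly when it solves $\bar\partial v=0$ in the sense of distributions, and by Weyl's lemma such a function is holomorphic. So $\mathcal R^\perp=A^2_\psi$, the function $v_0=v_1-P_\psi v_1$ lies in the closure of $\mathcal R$, and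
$\|v_0\|_\psi=\sup_u|\langle v_0,\vartheta_\psi u\rangle_\psi|/\|\vartheta_\psi u\|_\psi=\sup_u|\langle g,u\rangle_\psi|/\|\vartheta_\psi u\|_\psi$.
\end{proof}

For $f\in A^2_\psi$ and $z_0\in\mathbb C$ we have $\bar\partial\big((\bar z-\bar z_0)f\big)=f$. Lemma~\ref{lem:dual} therefore gives
\begin{equation}\label{eq:Nf}
\mathcal N_\psi(f)=\|\bar zf-P_\psi(\bar zf)\|_\psi^2,\qquad \mathcal N_\psi(f)\le\|(\bar z-\bar z_0)f\|_\psi^2,\qquad\mathcal N_\psi(f)\le4\|f\|_\psi^2 .
\end{equation}

\subsection{Weighted kernels}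
Suppose that $\psi$ is bounded below, so that $A^2_\psi$ contains the constants, and let $K_\psi$ be the reproducing kernel of $A^2_\psi$. For $z_0\in D$ put
\[
G=K_\psi(\cdot,z_0)e^{-\psi(z_0)},\qquad\kappa_\psi(z_0)=\|G\|_\psi^2=G(z_0)e^{-\psi(z_0)},\qquad q_\psi(z_0)=\mathcal N_\psi(G).
\]
Since $\langle f,G\rangle_\psi=f(z_0)e^{-\psi(z_0)}$, the number $\kappa_\psi(z_0)$ is the maximum of $|f(z_0)|^2e^{-2\psi(z_0)}/\|f\|_\psi^2$ over $0\ne f\in A^2_\psi$. Roughly, $1/\kappa_\psi(z_0)$ is the smallest area on which a holomorphic function that has weighted size $1$ at $z_0$ can live. Upper bounds for $\kappa_\psi$ come from the mean value inequality.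

\begin{lemma}\label{lem:mean}
Suppose that $\psi=h+\psi_1$ on $B(z_0,\varrho)\subset D$, with $h$ harmonic and $|\psi_1|\le E$. Then every holomorphic function $f$ on $B(z_0,\varrho)$ satisfies
\[
|f(z_0)|^2e^{-2\psi(z_0)}\le\frac{4e^{4E}}{\pi\varrho^2}\int_{B(z_0,\varrho/2)}|f|^2e^{-2\psi}.
\]
In particular $\kappa_\psi(z_0)\le4e^{4E}/(\pi\varrho^2)$.
\end{lemma}

\begin{proof}
Let $\tilde h$ be a harmonic conjugate of $h$. Apply the mean value inequality on $B(z_0,\varrho/2)$ to the holomorphic function $fe^{-(h+\mathrm i\tilde h)}$, whose squared modulus differs from $|f|^2e^{-2\psi}$ by a factor between $e^{-2E}$ and $e^{2E}$.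
\end{proof}

Lower bounds come from the Ohsawa--Takegoshi extension theorem, which we quote for a point in a plane domain and in the sharp form of B{\l}ocki \cite{Bl}. A bound $C\rho^2$ in place of $\pi\rho^2$ would serve equally well.

\begin{theorem}\label{thm:OT}
Let $\psi$ be subharmonic on a domain $D'\subset B(z_0,\rho)\subset\mathbb C$ with $z_0\in D'$ and $\psi(z_0)>-\infty$. Then there is a holomorphic function $f$ on $D'$ with $f(z_0)=e^{\psi(z_0)}$ and $\int_{D'}|f|^2e^{-2\psi}\le\pi\rho^2$.
\end{theorem}

Since $D\subset B(z_0,4)$ for $z_0\in D$, we obtain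
\begin{equation}\label{eq:kappa0}
\kappa_\psi\ge\kappa_0:=\frac1{16\pi}\quad\text{on }D\qquad\text{whenever }\Delta\psi\ge0 .
\end{equation}

\subsection{The Berezin transform as an average over levels}
For a continuous function $\varphi$ on $D$ that is bounded below let
\[
\Omega_\varphi=\{(z,w)\in D\times\mathbb C^d:|w|<e^{-\varphi(z)}\},\qquad x(p)=|w|^2e^{2\varphi(z)}\in[0,1)\quad\text{for }p=(z,w)\in\Omega_\varphi .
\]
This is a bounded domain, and $z_1=z$. We write $p=(z,w)$ for the point at which a kernel is taken and $(z',w')$ for the variable of integration. For smooth $\varphi$ and integers $M\ge1$ we abbreviate $\kappa_M=\kappa_{M\varphi}$ and $q_M=q_{M\varphi}$.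

\begin{proposition}\label{prop:reduction}
Let $\varphi\in C^\infty(D)$ be subharmonic and bounded below, and $\Omega=\Omega_\varphi$.
\begin{enumerate}
\item[(a)] $A^2(\Omega)$ is the orthogonal sum of the spaces $w^\alpha A^2_{M\varphi}$, $\alpha\in\mathbb N_0^d$, $M=|\alpha|+d$, and for $0\ne f\in A^2_{M\varphi}$
\[
\frac{\langle T(w^\alpha f),w^\alpha f\rangle}{\|w^\alpha f\|^2}=\frac{\mathcal N_{M\varphi}(f)}{\|f\|_{M\varphi}^2}.
\]
\item[(b)] For $p=(z,w)\in\Omega$, $x=x(p)$ and $W_M=\pi^{-d}\frac{M!}{(M-d)!}\,x^{M-d}$,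
\begin{equation}\label{eq:average}
\widetilde T(p)=\frac{\sum_{M\ge d}W_M\,q_M(z)}{\sum_{M\ge d}W_M\,\kappa_M(z)},\qquad q_M\le4\kappa_M,\qquad\kappa_M\ge\kappa_0,\qquad\sum_{M\ge d}W_M=\frac{d!}{\pi^d}(1-x)^{-d-1}.
\end{equation}
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The monomials $w^\alpha$ are orthogonal on every ball centered at $0$, and $\int_{|w|<t}|w^\alpha|^2=I_\alpha t^{2M}$ with $I_\alpha=\pi^d\alpha!/(|\alpha|+d)!$. Hence $\langle w^\alpha g_1,w^{\alpha}g_2\rangle=I_\alpha\langle g_1,g_2\rangle_{M\varphi}$ for $g_1,g_2\in L^2_{M\varphi}$, and the spaces $w^\alpha L^2_{M\varphi}$ are mutually orthogonal in $L^2(\Omega)$. A function $F\in A^2(\Omega)$ has a Taylor expansion $\sum_\alpha w^\alpha f_\alpha(z)$ with $f_\alpha$ holomorphic on $D$. Parseval's identity on each fiber, integrated in $z$, gives $\|F\|^2=\sum_\alpha I_\alpha\|f_\alpha\|^2_{M\varphi}$, and the same identity for the tails shows that the series converges in norm. It follows that $P(w^\alpha g)=w^\alpha P_{M\varphi}g$, so $H(w^\alpha f)=w^\alpha(\bar zf-P_{M\varphi}(\bar zf))$,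 and \eqref{eq:hankel} and \eqref{eq:Nf} give $\langle T(w^\alpha f),w^\alpha f\rangle=I_\alpha\mathcal N_{M\varphi}(f)$.

(b) By (a), $K_\Omega((z',w'),p)=\sum_\alpha I_\alpha^{-1}\,\overline{w^\alpha}\,w'^\alpha K_{M\varphi}(z',z)$. The images of the terms under $H$ are mutually orthogonal, $\mathcal N_{M\varphi}(K_{M\varphi}(\cdot,z))=e^{2M\varphi(z)}q_M(z)$ and $K_{M\varphi}(z,z)=e^{2M\varphi(z)}\kappa_M(z)$. By the multinomial theorem,
\[
\sum_{|\alpha|=M-d}\frac{|w^\alpha|^2}{I_\alpha}\,e^{2M\varphi(z)}=\frac{M!}{\pi^d(M-d)!}\,|w|^{2(M-d)}e^{2M\varphi(z)}=e^{2d\varphi(z)}W_M .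
\]
So $\|HK_\Omega(\cdot,p)\|^2=e^{2d\varphi(z)}\sum_MW_Mq_M(z)$ and $K_\Omega(p,p)=e^{2d\varphi(z)}\sum_MW_M\kappa_M(z)$, and $\widetilde T(p)$ is the quotient. The two inequalities are \eqref{eq:Nf} and \eqref{eq:kappa0}, and the last identity is the binomial series.
\end{proof}

Thus $\widetilde T(p)$ is the average of the ratios $q_M(z)/\kappa_M(z)\in[0,4]$ with weights $W_M\kappa_M(z)$. The following remark extends Example~\ref{ex:bidisc} and shows what must be avoided.

\begin{remark}\label{rem:harmonic}
Suppose that $\varphi$ is harmonic on a disc $B(z_0,\varrho)\subset D$. Then $\widetilde T(z_0,w)$ is bounded below by a positive constant independent of $w$, so $\widetilde T$ does not vanish on $b\Omega$. Indeed, write $M\varphi=\operatorname{Re}\Xi$ with $\Xi$ holomorphic on the disc, fix a nonnegative $\chi\in C_c^\infty(B(z_0,\varrho))$, radial about $z_0$, with $\int\chi=1$, and test with $u=e^\Xi\chi$. The mean value property gives $|\langle G,u\rangle_{M\varphi}|=|\int Ge^{-\Xi}\chi|=|G(z_0)|e^{-M\varphi(z_0)}=\kappa_M(z_0)$,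 while $\vartheta_{M\varphi}u=-e^\Xi\chi_z$ has squared norm $\int|\chi_z|^2$. Hence $q_M(z_0)\ge\kappa_0\kappa_M(z_0)/\int|\chi_z|^2$ for every $M$.
\end{remark}

\subsection{Concentration of $k_p$}
At many boundary points it is easier to show directly that the measure $|k_p|^2\,dV$ concentrates in the variable $z'$. This suffices: since $(I-P)(\bar z\,k_p)=0$ for the constant $\bar z$, we have $\widetilde T(p)=\|(I-P)(\bar z'-\bar z)k_p\|^2\le\int_\Omega|z'-z|^2|k_p|^2$, and therefore
\begin{equation}\label{eq:local}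
\widetilde T(p)\le\big(\epsilon+|z-a|\big)^2+16\int_{\{|z'-a|\ge\epsilon\}}|k_p|^2\,dV\qquad(p=(z,w)\in\Omega_\varphi,\ a\in\mathbb C,\ \epsilon>0).
\end{equation}
Concentration follows from the existence of a bounded holomorphic function that is almost maximal at $p$.

\begin{lemma}\label{lem:peakineq}
Let $\Omega$ be a bounded domain, $F$ holomorphic on $\Omega$ with $|F|\le S$, and $|F|\le S/2$ on a measurable set $Y\subset\Omega$. Then $\int_Y|k_p|^2\,dV\le\frac43\big(1-|F(p)|^2/S^2\big)$ for all $p\in\Omega$.
\end{lemma}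

\begin{proof}
The reproducing property gives $F(p)=\langle Fk_p,k_p\rangle$, so $|F(p)|^2\le\|Fk_p\|^2\le S^2\big(1-\frac34\int_Y|k_p|^2\big)$.
\end{proof}

\section{The magnetic energy and the Aharonov--Bohm effect}\label{sec:energy}

\subsection{The energy identity}
To bound $\mathcal N_\psi$ from above one must bound $\|\vartheta_\psi u\|_\psi$ from below. We remove the weight by writing $U=ue^{-\psi}$ for $u\in C_c^\infty(D)$, and introduce the magnetic gradient and the energy
\[
\nabla_\psi=\nabla+\mathrm i(\psi_y,-\psi_x),\qquad\mathcal E_\psi(U)=\int_D\big(|\nabla_\psi U|^2+\Delta\psi\,|U|^2\big).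
\]
In polar coordinates $z=b+\tau e^{\mathrm i\theta}$ the radial and tangential components of $\nabla_\psi$ are $\partial_\tau+\mathrm i\tau^{-1}\psi_\theta$ and $\tau^{-1}(\partial_\theta-\mathrm i\tau\psi_\tau)$. From now on $U$ always denotes an arbitrary function in $C_c^\infty(D)$, extended by zero to $\mathbb C$.

\begin{lemma}\label{lem:energy}
For real $\psi\in C^\infty(D)$ and $U=ue^{-\psi}$ we have $4\|\vartheta_\psi u\|_\psi^2=\mathcal E_\psi(U)$. Almost everywhere, each component of $\nabla_\psi U$ dominates in modulus the same component of $\nabla|U|$; in particular $|\nabla_\psi U|\ge|\nabla|U||$.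
\end{lemma}

\begin{proof}
From $\vartheta_\psi u=-u_z+2\psi_zu$ and $\psi_{z\bar z}=\frac14\Delta\psi$ we get $\bar\partial\vartheta_\psi u=\vartheta_\psi\bar\partial u+\frac12\Delta\psi\,u$. Pairing with $u$ gives $\|\vartheta_\psi u\|_\psi^2-\|\bar\partial u\|_\psi^2=\frac12\int\Delta\psi|U|^2$. With $X_1=\partial_x+\mathrm i\psi_y$ and $X_2=\partial_y-\mathrm i\psi_x$,
\[
e^{-\psi}\bar\partial u=U_{\bar z}+\psi_{\bar z}U=\tfrac12(X_1+\mathrm iX_2)U,\qquad e^{-\psi}\vartheta_\psi u=-(U_z-\psi_zU)=-\tfrac12(X_1-\mathrm iX_2)U ,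
\]
so the parallelogram law gives $\|\vartheta_\psi u\|_\psi^2+\|\bar\partial u\|_\psi^2=\frac12\int|\nabla_\psi U|^2$. Adding the two identities proves the first claim. Where $U\ne0$ we have $\nabla|U|=\operatorname{Re}(\overline U\nabla U)/|U|=\operatorname{Re}(\overline U\nabla_\psi U)/|U|$, and $\nabla|U|=0$ almost everywhere on $\{U=0\}$.
\end{proof}

If $g\in L^2_\psi$ vanishes outside a measurable set $Z$, then $|\langle g,u\rangle_\psi|^2\le\|g\|_\psi^2\int_Z|U|^2$. Together with Lemma~\ref{lem:energy} this gives the principle that underlies all our upper bounds: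
\begin{equation}\label{eq:principle}
\int_Z|U|^2\le\Lambda\,\mathcal E_\psi(U)\ \text{ for all }U\quad\Longrightarrow\quad\mathcal N_\psi(g)\le4\Lambda\|g\|_\psi^2\ \text{ for all }g\in L^2_\psi\text{ vanishing outside }Z.
\end{equation}
With $Z=D$ and Proposition~\ref{prop:reduction}(a): the operator $T$ is small on level $M$ if the energy $\mathcal E_{M\varphi}$ is large on all functions of unit norm.

We shall often use circular means. For a center $p$ let $V(\tau)=\big(\int_0^{2\pi}|U(p+\tau e^{\mathrm i\theta})|^2\,d\theta\big)^{1/2}$. By the triangle inequality in $L^2(d\theta)$, $|V(\tau_2)-V(\tau_1)|\le\int_{\tau_1}^{\tau_2}\|\partial_\tau|U|\|_{L^2(d\theta)}\,d\tau$. So $V$ is Lipschitz and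
\begin{equation}\label{eq:circ}
V'(\tau)^2\le\int_0^{2\pi}|\partial_\tau|U||^2\,d\theta\qquad\text{for almost every }\tau .
\end{equation}

\begin{lemma}\label{lem:poincare}
For $p\in D$ and $0<\varrho\le\frac12$,
\[
\int_{B(p,\varrho)}|U|^2\le C\varrho^2\log\tfrac1\varrho\int_D|\nabla|U||^2,\qquad\|U\|_{L^2}^2+\|U\|_{L^4}^2\le C\int_D|\nabla|U||^2 .
\]
Consequently, if $\mathcal E_\psi(U)\ge\frac12\int|\nabla|U||^2$ for all $U$, which holds when $\Delta\psi\ge0$, then $\mathcal N_\psi(g)\le C\|g\|_\psi^2$ for all $g\in L^2_\psi$, and $\mathcal N_\psi(g)\le C\varrho^2\log\frac1\varrho\,\|g\|_\psi^2$ if $g$ vanishes outside $B(p,\varrho)$.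
\end{lemma}

\begin{proof}
The circular mean about $p$ has $V(4)=0$, so the Cauchy--Schwarz inequality and \eqref{eq:circ} give $V(\tau)^2\le\int_\tau^4\frac{dt}t\int_\tau^4V'(t)^2t\,dt\le\log\frac4\tau\int|\nabla|U||^2$. Integrating against $\tau\,d\tau$ over $(0,\varrho)$ proves the first inequality, and over $(0,4)$ the $L^2$ bound. The Sobolev inequality $\|W\|_{L^2}\le C\|\nabla W\|_{L^1}$ in the plane, applied to $W=|U|^2$, gives Ladyzhenskaya's inequality $\|U\|_{L^4}^2\le C\|U\|_{L^2}\|\nabla|U|\|_{L^2}$ and hence the $L^4$ bound. The rest is \eqref{eq:principle}.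
\end{proof}

Where the field is positive, the term $M\Delta\varphi|U|^2$ alone makes the energy large.

\begin{lemma}\label{lem:positive}
Let $\varphi\in C^\infty(D)$ be subharmonic and $X=\{\Delta\varphi>0\}$. Then $\sup_{U\ne0}\int_X|U|^2/\mathcal E_{M\varphi}(U)\to0$ as $M\to\infty$.
\end{lemma}

\begin{proof}
For $\gamma>0$ let $X_\gamma=X\cap\{\Delta\varphi<\gamma\}$. By the Cauchy--Schwarz inequality and Lemmas~\ref{lem:energy} and~\ref{lem:poincare},
\[
\int_X|U|^2\le|X_\gamma|^{1/2}\|U\|_{L^4}^2+\frac1{\gamma M}\int M\Delta\varphi|U|^2\le\Big(C|X_\gamma|^{1/2}+\frac1{\gamma M}\Big)\mathcal E_{M\varphi}(U).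
\]
As $\gamma\to0$ the sets $X_\gamma$ decrease to the empty set, so $|X_\gamma|\to0$. Let $M\to\infty$ and then $\gamma\to0$.
\end{proof}

If $\Delta\varphi>0$ almost everywhere, Lemma~\ref{lem:positive} and \eqref{eq:principle} show that the norm of $T$ on level $M$ tends to zero. We want this to fail, so the set $\{\Delta\varphi=0\}$ must have positive area; by Remark~\ref{rem:harmonic} it must have empty interior. On such a set the field vanishes, and only $\int|\nabla_\psi U|^2$ can make the energy large.

\subsection{One hole}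
The \emph{flux} of $\psi$ through the disc $B(b,\tau)\subset D$ is
\[
\alpha_\psi(b,\tau)=\frac1{2\pi}\int_{B(b,\tau)}\Delta\psi=\frac1{2\pi}\int_0^{2\pi}\tau\psi_\tau\,d\theta .
\]
A field confined to a tiny disc acts on the functions that live outside it through the distance of the flux to the integers. This can be computed by hand.

\begin{example}\label{ex:hole}
Let $\psi=\alpha\log|z|$ on the annulus $r<|z|<\rho$; this is the weight around a radial field of flux $\alpha$ confined to $|z|\le r$. Put $y=\log(|z|/r)\in(0,Y)$, $Y=\log(\rho/r)$. For $U=V(y)e^{\mathrm il\theta}$ with $V$ real and $l\in\mathbb Z$,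
\[
\int_{r<|z|<\rho}|\nabla_\psi U|^2=2\pi\int_0^Y\big(V_y^2+(l-\alpha)^2V^2\big)\,dy .
\]
How much energy is needed to have $|U|=1$ on the outer circle?

\emph{Integer flux.} Take $l=\alpha$ and $V=y/Y$. This function vanishes on the inner circle, so it avoids the field altogether, and its energy is $2\pi/Y$, which is small when the hole is small.

\emph{Flux at distance $\eta>0$ from $\mathbb Z$.} Now $(l-\alpha)^2\ge\eta^2$ for every $l$. The function $a(y)=\eta\tanh(\eta y)$ satisfies $a'+a^2=\eta^2$ and $a(0)=0$, so $V_y^2+\eta^2V^2=(V_y-aV)^2+(aV^2)_y$, and for every Lipschitz function $V$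
\begin{equation}\label{eq:tanh}
\int_0^{y}\big(V_y^2+\eta^2V^2\big)\,dy'\ge\eta\tanh(\eta y)\,V(y)^2\qquad(y>0),
\end{equation}
with equality for $V=\cosh(\eta y)$. Once $\eta Y\ge\frac12$ the energy is at least $2\pi\tanh(\frac12)\,\eta$, however small the hole is.
\end{example}

The next lemma turns the second computation into a Poincar\'e inequality on a square around the hole, for an arbitrary weight.

\begin{lemma}[ring lemma]\label{lem:ring}
Let $\psi\in C^\infty(D)$ be real, and let $Q\subset D$ be the square with center $b$ and side $s=10\rho$. Let $0<r<\rho/2$ and $0<\eta\le\frac12$, and assume that $\operatorname{dist}(\alpha_\psi(b,\tau),\mathbb Z)\ge\eta$ for $r<\tau<\rho$ and that $\eta\log\frac\rho{2r}\ge\frac12$. Then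
\[
\int_Q|U|^2\le C\,\frac{s^2}\eta\int_Q|\nabla_\psi U|^2 .
\]
\end{lemma}

\begin{proof}
Fix $\tau\in(r,\rho)$, let $\alpha=\alpha_\psi(b,\tau)$, and let $V$ be the circular mean about $b$. The function $\tau\psi_\tau-\alpha$ has mean zero on the circle, so it has a periodic primitive $\Sigma(\theta)$. With $\widehat U=e^{-\mathrm i\Sigma}U=\sum_lc_le^{\mathrm il\theta}$ we have $(\partial_\theta-\mathrm i\tau\psi_\tau)U=e^{\mathrm i\Sigma}(\partial_\theta-\mathrm i\alpha)\widehat U$, and Parseval's identity gives
\[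
\int_0^{2\pi}|(\partial_\theta-\mathrm i\tau\psi_\tau)U|^2\,d\theta=2\pi\sum_l(l-\alpha)^2|c_l|^2\ge\eta^2V(\tau)^2 .
\]
For the radial component we use Lemma~\ref{lem:energy} and \eqref{eq:circ}. With $y=\log(\tau/r)$,
\[
\int_{r<|z-b|<\rho}|\nabla_\psi U|^2\ge\int_r^\rho\Big(V'^2+\frac{\eta^2V^2}{\tau^2}\Big)\tau\,d\tau=\int_0^{\log(\rho/r)}\big(V_y^2+\eta^2V^2\big)\,dy .
\]
For $\rho/2\le\tau<\rho$ we have $\eta y\ge\frac12$, so \eqref{eq:tanh} gives $\eta\tanh(\frac12)V(\tau)^2\le\int_Q|\nabla_\psi U|^2$. Integrating over the annulus $A=\{\rho/2<|z-b|<\rho\}$ yields $\int_A|U|^2\le C\rho^2\eta^{-1}\int_Q|\nabla_\psi U|^2$.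

Let $W=|U|$ and let $W_Q$ be its mean over $Q$. By the Poincar\'e inequality, $\int_Q|W-W_Q|^2\le Cs^2\int_Q|\nabla W|^2$. Also $|A|W_Q^2\le2\int_A|W-W_Q|^2+2\int_AW^2$ and $|A|=\frac{3\pi}{400}|Q|$. Hence $\int_QW^2=\int_Q|W-W_Q|^2+|Q|W_Q^2\le Cs^2\int_Q|\nabla W|^2+C\int_AW^2$, and $|\nabla W|\le|\nabla_\psi U|$.
\end{proof}

\subsection{The scales}\label{sub:scales}
Place holes of radius $r=e^{-Y}$ at the points of a lattice of spacing $s$, about $s^{-2}$ of them in the unit disc. At integer flux, Example~\ref{ex:hole} suggests that a function of modulus about $1$ can avoid all of them at a total cost comparable to $s^{-2}/Y$. At flux $\eta$ away from the integers, Lemma~\ref{lem:ring} shows that the energy is at least $c\,s^{-2}\eta$ times the mass. A single generation of holes leaves open sets where $\varphi$ is harmonic, so we need infinitely many generations. The costs $s_j^{-2}/Y_j$ should be summable, the gains $s_j^{-2}\eta_j$ should tend to infinity, and $\eta_j$, which measures the proportion of resonant levels, should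 be tiny. We take
\[
Y_j=2^js_j^{-2},\qquad\eta_j=js_j^2 .
\]
The product $\eta_jY_j=j2^j$ does not depend on $s_j$. This matters: constants such as $e^{\eta_jY_j}$ appear in Section~\ref{sec:levels}, and they are beaten by choosing $s_j$ small afterwards.

\section{Local tools for weighted kernels}\label{sec:local}

\subsection{A smooth logarithm}
Fix a radial function $\beta\in C^\infty(\mathbb C)$ with $\beta>0$ on $\mathbb D$, $\beta=0$ off $\mathbb D$ and $\int\beta=1$. For $r>0$ let $\Gamma_r$ be the convolution of $\log|\cdot|$ with $r^{-2}\beta(\cdot/r)$; it is the potential of a unit flux spread over $B(0,r)$. Since the mean of $\log|z-\zeta|$ over the circle $|\zeta|=t$ is $\log\max(|z|,t)$,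
\begin{equation}\label{eq:Gamma}
\Gamma_r(z)=\int\log\max(|z|,r|\zeta|)\,\beta(\zeta)\,dA(\zeta)=\Gamma_1(z/r)+\log r .
\end{equation}
Put $C_0=-\Gamma_1(0)>0$. The following properties are read off from \eqref{eq:Gamma} and from $\Delta\log|z|=2\pi\delta_0$.
\begin{enumerate}
\item[(G1)] $\Gamma_r$ is smooth and radial; $\Delta\Gamma_r=2\pi r^{-2}\beta(\cdot/r)$ has total mass $2\pi$, is positive exactly on $|z|<r$, and is at most $Cr^{-2}$.
\item[(G2)] $\Gamma_r=\log|z|$ for $|z|\ge r$, and $\max(\log|z|,\log r-C_0)\le\Gamma_r(z)\le\log\max(|z|,r)$ for all $z$.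
\item[(G3)] $\Gamma_r(z)$ is nondecreasing in $r$ and decreases to $\log|z|$ as $r\to0$.
\item[(G4)] $|z|e^{-\Gamma_r(z)}$ is nondecreasing in $|z|$, at most $1$, and less than $1$ for $|z|<r$.
\item[(G5)] $\frac d{dt}\Gamma_1(e^t)=\theta(t):=\int_{|\zeta|<e^t}\beta$, which is continuous, increases strictly from $0$ to $1$ on $(-\infty,0]$, and equals $1$ for $t\ge0$.
\end{enumerate}

\subsection{Solutions that vanish at a point}
To produce a holomorphic function that is concentrated near $z_0$ one cuts off a local function and corrects it by a solution $v$ of $\bar\partial v=g$. The correction must not change the value at $z_0$. This is forced by the weight $|z-z_0|^{-2}$, which is not integrable; we approximate it by smooth weights.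

\begin{lemma}\label{lem:vanish}
Let $\psi,\mu\in C^\infty(D)$ be real, $z_0\in D$, and $\lambda_\varepsilon=\Gamma_\varepsilon(\cdot-z_0)+\mu$. Let $g\in L^2_{\rm loc}(D)$ vanish near $z_0$. Suppose that $\lambda_\varepsilon\le A$ on $D$ and $\mathcal N_{\psi+\lambda_\varepsilon}(g)\le C_*$ for all small $\varepsilon>0$. Then there is $v$ with $\bar\partial v=g$, $v(z_0)=0$ and $\|v\|_\psi^2\le e^{2A}C_*$.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:dual} gives $v_\varepsilon$ with $\bar\partial v_\varepsilon=g$ and $\|v_\varepsilon\|^2_{\psi+\lambda_\varepsilon}\le C_*$, hence $\|v_\varepsilon\|_\psi^2\le e^{2A}C_*$. Let $v$ be a weak limit in $L^2_\psi$ along a sequence $\varepsilon\to0$. Then $\bar\partial v=g$, the norm bound persists, and $v$ is holomorphic near $z_0$. For $\varepsilon<\varepsilon'$, (G3) gives $\|v_\varepsilon\|^2_{\psi+\lambda_{\varepsilon'}}\le C_*$. On a compact subset of $D$ the weights $e^{-2\psi}$ and $e^{-2\psi-2\lambda_{\varepsilon'}}$ are comparable, so lower semicontinuity of the norm under weak limits,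 followed by exhaustion of $D$, gives $\|v\|^2_{\psi+\lambda_{\varepsilon'}}\le C_*$. By monotone convergence $\int|v|^2|z-z_0|^{-2}e^{-2\psi-2\mu}\le C_*$, which forces $v(z_0)=0$.
\end{proof}

\subsection{Comparison with a local kernel}
At resonant levels $T$ is not small, and we must bound $q_\psi(z_0)=\mathcal N_\psi(G)$ for the particular function $G$. By Lemma~\ref{lem:poincare}, the part of $G$ in a small disc contributes little. The rest of $G$ depends on $\psi$ globally, so we compare $G$ with the reproducing kernel of a small disc $B$, taken with a weight that vanishes at the edge. The error is controlled by the mass that the local kernel has in the outer half of $B$.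

Fix a smooth nonincreasing function $\omega_*$ on $[0,\infty)$ with $\omega_*=1$ on $[0,\frac12]$, $\omega_*>0$ on $[0,1)$ and $\omega_*=0$ on $[1,\infty)$. For a disc $B=B(p,\varrho)$ with $\overline B\subset D$ put $\omega_1(z)=\omega_*(|z-p|/\varrho)$ and $\omega=\omega_1^2$. The weight $\omega e^{-2\psi}$ is bounded below on compact subsets of $B$, so point evaluations on the Bergman space $A^2(B,\omega e^{-2\psi})$ are bounded. For $z_0\in B$ let $\Theta$ be the element of this space with $f(z_0)e^{-\psi(z_0)}=\int_Bf\overline\Theta\,\omega e^{-2\psi}$ for all $f$ in it, and put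
\[
\kappa_B=\int_B|\Theta|^2\omega e^{-2\psi},\qquad a=\int_{\varrho/2<|z-p|<\varrho}|\Theta|^2\omega e^{-2\psi}\le\kappa_B .
\]
As before, $\kappa_B$ is the maximum of $|f(z_0)|^2e^{-2\psi(z_0)}/\int_B|f|^2\omega e^{-2\psi}$.

\begin{lemma}\label{lem:localkernel}
Let $\psi\in C^\infty(D)$ be subharmonic and bounded below, and $\varrho\le\frac12$. Then
\[
\kappa_B\le\kappa_\psi(z_0)+C\log\tfrac1\varrho\;a,\qquad q_\psi(z_0)\le C\log\tfrac1\varrho\,\big(\varrho^2\kappa_\psi(z_0)+a\big).
\]
\end{lemma}

\begin{proof}
Extend $\omega\Theta$ by zero. It lies in $L^2_\psi$ with $\kappa_B-a\le\|\omega\Theta\|_\psi^2\le\kappa_B$, because $\omega\le1$, and $\omega=1$ on $B(p,\varrho/2)$. From $|\bar\partial\omega|=2\omega_1|\bar\partial\omega_1|\le C\varrho^{-1}\omega_1$ we get $\|\Theta\bar\partial\omega\|_\psi^2\le C\varrho^{-2}a$; this is why $\omega$ is a square.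

We claim that $\bar\partial(\omega\Theta)=\Theta\bar\partial\omega$ on $D$ in the sense of distributions. Let $\chi_\delta$ be smooth, equal to $1$ on $B(p,\varrho-2\delta)$ and to $0$ outside $B(p,\varrho-\delta)$, with $0\le\chi_\delta\le1$ and $|\nabla\chi_\delta|\le C/\delta$. Then $\bar\partial(\chi_\delta\omega\Theta)=\chi_\delta\Theta\bar\partial\omega+\omega\Theta\bar\partial\chi_\delta$. On the shell where $\nabla\chi_\delta\ne0$ we have $\omega_1\le C\delta/\varrho$, so the last term is at most $C\varrho^{-1}\omega_1|\Theta|$ there, and it tends to zero in $L^2_\psi$ as $\delta\to0$. The other two functions converge in $L^2_\psi$, and the claim follows.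

For $f\in A^2_\psi$ we have $\langle f,\omega\Theta\rangle_\psi=f(z_0)e^{-\psi(z_0)}=\langle f,G\rangle_\psi$, so $G=P_\psi(\omega\Theta)$. By Lemmas~\ref{lem:dual} and~\ref{lem:poincare},
\[
\|G-\omega\Theta\|_\psi^2=\mathcal N_\psi(\Theta\bar\partial\omega)\le C\varrho^2\log\tfrac1\varrho\cdot\varrho^{-2}a=C\log\tfrac1\varrho\;a .
\]
Pythagoras gives $\kappa_\psi(z_0)=\|\omega\Theta\|_\psi^2-\|G-\omega\Theta\|_\psi^2\ge\kappa_B-a-C\log\frac1\varrho\,a$, which is the first bound since $\log\frac1\varrho\ge\log2$. By subadditivity and Lemma~\ref{lem:poincare},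
\[
q_\psi(z_0)\le2\mathcal N_\psi(\omega\Theta)+2\mathcal N_\psi(G-\omega\Theta)\le C\varrho^2\log\tfrac1\varrho\;\kappa_B+C\log\tfrac1\varrho\;a .
\]
Insert the first bound and use $\varrho^2\log\frac1\varrho\le1$.
\end{proof}

\section{Construction of the domain}\label{sec:construction}

\subsection{The outer part}
The function $\varphi_0$ closes the domain smoothly over $|z|=2$. We want it radial and smooth on $D$, with $\varphi_0=0$ on $\overline{\mathbb D}$, $\Delta\varphi_0>0$ for $1<|z|<2$, and $\varphi_0=-\frac12\log(4-|z|^2)+c_1$ for $\frac32\le|z|<2$ with a constant $c_1$. In the variable $t=\log|z|$ the Laplacian of a radial function is $e^{-2t}\,d^2/dt^2$. The function $g_0(t)=-\frac12\log(4-e^{2t})$ has $g_0''=8e^{2t}/(4-e^{2t})^2>0$ and $g_0'(t_1)=\frac97$ at $t_1=\log\frac32$. Choose a smooth function that is $0$ for $t\le0$, positive for $t>0$, equal to $g_0''$ for $t\ge t_1$, and has integral $\frac97$ over $(0,t_1)$: take one with a smaller integral and add a multiple of a bump. Integrating twice from $t=0$ gives $\varphi_0$.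 It is nondecreasing in $|z|$, and positive for $|z|>1$.

\subsection{The holes}
Let $s_0=1$ and let $s_1,s_2,\dots$ be positive numbers, finitely or infinitely many, with
\begin{enumerate}
\item[(S1)] $s_j\le10^{-8j}s_{j-1}$.
\end{enumerate}
Put $r_j=\exp(-2^js_j^{-2})$, $\eta_j=js_j^2$ and $\ell_{i,j}=10^{-(j-i)}s_i$ for $1\le i<j$. Define inductively
\[
\mathcal A_j=\big\{|z|\le1-10^{-j},\ |z-b'|\ge r_i+\ell_{i,j}\ \text{ for all }b'\in\Lambda_i,\ 1\le i<j\big\},\qquad\Lambda_j=\mathcal A_j\cap s_j(\mathbb Z+\mathrm i\mathbb Z).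
\]
The closed discs $\overline B(b,r_j)$, $b\in\Lambda_j$, are the \emph{holes of generation $j$}, and $Q_b$ is the closed square with center $b$, side $s_j$ and sides parallel to the axes. Generation $j$ keeps a margin $\ell_{i,j}$ from the holes of generation $i$. The margin is wide compared with $s_j$, which leaves a clean ring around each hole, and it shrinks to zero as $j\to\infty$, so that no open set stays free of holes. See Figure~\ref{fig:hole}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!18] (0,0) circle (2.7);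
\fill[white] (0,0) circle (1.7);
\foreach \x in {-9,...,9}{\foreach \y in {-8,...,8}{\fill (0.35*\x,0.35*\y) circle (0.03);}}
\fill[white] (0,0) circle (1.2);
\fill[gray!65] (0,0) circle (0.7);
\draw[dashed] (0,0) circle (1.2);
\draw (0,0) circle (1.7);
\draw (0,0) circle (2.7);
\node at (0,0) {$b'$};
\draw (30:2.7) -- (3.7,1.8) node[right] {radius $r_i+4\ell_{i,j}$};
\draw (15:1.7) -- (3.7,0.8) node[right] {radius $r_i+2\ell_{i,j}$};
\draw (-10:1.2) -- (3.7,-0.4) node[right] {radius $r_i+\ell_{i,j}$};
\draw (-35:0.7) -- (3.7,-1.6) node[right] {radius $r_i$};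
\end{tikzpicture}
\caption{A hole of generation $i$ (dark, center $b'$) and the centers of the holes of a later generation $j$ (dots, spacing $s_j$), not to scale. The dots stay outside the dashed circle. Their squares of side $s_j$ cover the shaded annulus, and the mass of a function between the hole and the inner solid circle is estimated by its mass on that annulus.}\label{fig:hole}
\end{figure}

\begin{lemma}\label{lem:geometry}
Assume \textup{(S1)} and let $j\ge1$.
\begin{enumerate}
\item[(a)] $s_j\le10^{-8j}$, $r_j\le s_j^4$, $\eta_j\le\frac14$, $\log\frac{s_j}{20r_j}\ge2^{j-1}s_j^{-2}$, and $s_j\le\ell_{i,j}\le10^{-j}$ for $i<j$. The squares $Q_b$, $b\in\Lambda_j$, lie in $\mathbb D$, and $\#\Lambda_j\le4s_j^{-2}$.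
\item[(b)] The discs $\mathcal D_{b'}=B(b',r_i+4\ell_{i,j})$, $b'\in\Lambda_i$, $1\le i<j$, are pairwise disjoint and lie in $|z|<1-4\cdot10^{-j}$. In particular all holes are pairwise disjoint and lie in $\mathbb D$.
\item[(c)] For $b\in\Lambda_j$ the disc $B(b,s_j/10)$ meets no hole of generation $\le j+1$ other than $\overline B(b,r_j)$.
\item[(d)] $\sup_D\big|\sum_{b\in\Lambda_j}\Gamma_{r_j}(\cdot-b)\big|\le C_12^js_j^{-2}$ with a constant $C_1$ that depends only on $\beta$.
\end{enumerate}
\end{lemma}

\begin{proof}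
(a) (S1) gives $s_j\le10^{-8j}$ and $s_j\le10^{-8(j-i)}s_i$, hence the bounds for $\eta_j$ and $\ell_{i,j}$. From $e^y\ge y^2/2$ with $y=2s_j^{-2}$ we get $r_j\le s_j^4$. Next, $\log\frac{s_j}{20r_j}=2^js_j^{-2}-\log\frac{20}{s_j}$ and $\log\frac{20}{s_j}\le\frac{20}{s_j}\le s_j^{-2}$. The squares lie in $\mathbb D$ since $s_j<10^{-j}$, and they do not overlap, so $\#\Lambda_j\le\pi s_j^{-2}$.

(b) The radius of $\mathcal D_{b'}$ is at most $r_i+0.4s_i<s_i/2$, so two discs of the same generation are disjoint. For generations $i<i'<j$ the centers are at distance at least $r_i+10^{-(i'-i)}s_i$, while the radii add up to less than $r_i+0.4\cdot10^{-(i'-i)}s_i+s_{i'}/2$, and $s_{i'}\le10^{-7}\cdot10^{-(i'-i)}s_i$. Finally $|b'|+s_i/2\le1-0.9\cdot10^{-i}\le1-9\cdot10^{-j}$.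

(c) For $b'\in\Lambda_i$, $i<j$, we have $|b-b'|-r_i\ge\ell_{i,j}\ge s_j$. For another point $b'\in\Lambda_j$, $|b-b'|-r_j\ge s_j-r_j\ge s_j/10$. For $b''\in\Lambda_{j+1}$, $|b-b''|-r_{j+1}\ge r_j+s_j/10-r_{j+1}\ge s_j/10$.

(d) Fix $z\in D$. By (G2) each term is at most $\log3$, which gives the upper bound. At most one $b$ has $|z-b|<s_j/2$, and its term is at least $-2^js_j^{-2}-C_0$. For any other $b$ the term is $\log|z-b|$, and for $\zeta\in Q_b$ we have $|z-\zeta|\le|z-b|+s_j/\sqrt2\le(1+\sqrt2)|z-b|$, so $-\log|z-b|\le1-\log|z-\zeta|$. Averaging over $Q_b$ and summing over these $b$ gives $-\sum_b\log|z-b|\le s_j^{-2}\int_{\mathbb D}\big(1+\big|\log|z-\zeta|\big|\big)\,dA(\zeta)\le Cs_j^{-2}$.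
\end{proof}

Given positive integers $m_1,m_2,\dots$ with $m_i\mid m_j$ for $i\le j$, put
\[
\varphi_j=\frac1{m_j}\sum_{b\in\Lambda_j}\Gamma_{r_j}(\cdot-b),\qquad\Phi_j=\varphi_0+\varphi_1+\dots+\varphi_j,\qquad\mu_j=\eta_jm_j .
\]
When $N$ is a positive multiple of $m_j$, all fluxes of $N\Phi_j$ through holes are integers, and they can be matched by the zeros of a polynomial:
\[
f_{j,N}(z)=\prod_{i=1}^j\prod_{b\in\Lambda_i}(z-b)^{N/m_i}.
\]
By (G2), (G4) and $\varphi_0\ge0$,
\begin{equation}\label{eq:poly}
|f_{j,N}|e^{-N\Phi_j}=e^{-N\varphi_0}\prod_{i=1}^j\prod_{b\in\Lambda_i}\big(|z-b|e^{-\Gamma_{r_i}(z-b)}\big)^{N/m_i}\le1\quad\text{on }D ,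
\end{equation}
with equality at the points of $\overline{\mathbb D}$ that lie in no open disc $B(b,r_i)$, $b\in\Lambda_i$, $i\le j$.

\subsection{Peak functions near the holes}
The estimates for the levels governed by generation $j$ will fail at points very close to a hole of an earlier generation. Such points are handled by \eqref{eq:local} and Lemma~\ref{lem:peakineq}. The peak functions are built from $\Phi_j$ and have bounded degree in $w$, so they survive if all later generations are small enough. The lemma has to be available before those generations are chosen, and it is therefore stated for every $\varphi$ close to $\Phi_j$.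

\begin{lemma}\label{lem:peak}
Let $j\ge1$ and let $s_1,\dots,s_j$ and $m_1,\dots,m_j$ be as above. There are an integer $N_j\ge2$ and a number $\delta_j\in(0,r_j)$, depending only on these data, such that for every continuous $\varphi$ on $D$ with $N_j\sup_D|\varphi-\Phi_j|\le1/j$ the normalized kernels of $\Omega_\varphi$ satisfy:
\begin{enumerate}
\item[(a)] if $p=(z,w)\in\Omega_\varphi$, $|z-b|\le r_j+\delta_j$ for some $b\in\Lambda_j$, and $1-x(p)\le\frac1{jN_j}$, then $\int_{\{|z'-b|\ge3r_j\}}|k_p|^2\le11/j$;
\item[(b)] if $p_0=(z_*,w_*)$ with $|w_*|=e^{-\varphi(z_*)}$, and either $|z_*|=1$ or $|z_*-b|=r_i$ for some $b\in\Lambda_i$, $1\le i\le j$, then $\limsup_{p\to p_0}\int_{\{|z'-z_*|\ge1/j\}}|k_p|^2\le11/j$.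
\end{enumerate}
\end{lemma}

\begin{proof}
We shall use finitely many multiples $N$ of $m_j$, determined by the data alone, and we let $N_j\ge2$ be at least as large as all of them. Put $S=e^{1/j}$. Then for each such $N$
\begin{equation}\label{eq:S}
S^{-1}e^{-N\Phi_j}\le e^{-N\varphi}\le Se^{-N\Phi_j}\quad\text{on }D .
\end{equation}
For a unit vector $\hat w\in\mathbb C^d$ we have $|\langle w',\hat w\rangle|^N\le e^{-N\varphi(z')}$ on $\Omega_\varphi$.

(a) The factor of \eqref{eq:poly} that belongs to $b$ is small deep inside the hole and equal to $1$ outside. We lower the order of the zero at $b$ from $q=N/m_j$ to some $l<q$, which creates decay outside and a maximum on a circle inside the hole. For $0\le\gamma<1$ and $t\in[-\infty,\infty)$ let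
\[
\Gamma^*(\gamma)=\sup_{t'\in\mathbb R}\big(\gamma t'-\Gamma_1(e^{t'})\big),\qquad\Psi_\gamma(t)=\Gamma^*(\gamma)-\gamma t+\Gamma_1(e^t)\ge0 .
\]
For $\gamma=0$, (G5) gives $\Gamma^*(0)=C_0$ and $\Psi_0(t)=C_0+\Gamma_1(e^t)$, with $\Psi_0(-\infty)=0$. For $0<\gamma<1$ the supremum is attained at the point $t_\gamma<0$ with $\theta(t_\gamma)=\gamma$, so
\begin{equation}\label{eq:Psi}
\Psi_\gamma(t)=\int_{t_\gamma}^t(\theta-\gamma)\,dt'\le|\theta(t)-\gamma|\,|t-t_\gamma|,\qquad\Psi_\gamma(t)\ge(1-\gamma)t\quad\text{for }t\ge0 ,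
\end{equation}
and $\Psi_\gamma(-\infty)=+\infty$. In both cases $\Psi_\gamma:[-\infty,\infty)\to[0,\infty]$ is continuous.

\emph{Claim: for every $t_0\in[-\infty,0]$ there are integers $0\le l<q$ such that, with $\gamma=l/q$, $q\Psi_\gamma(t_0)<1/j$ and $q\Psi_\gamma(t)\ge j$ for $t\ge1$.}
For $t_0=-\infty$ take $l=0$, $q=j$; then $q\Psi_0(t_0)=0$ and $q\Psi_0(t)=j(C_0+t)\ge j$ for $t\ge1$. For $-\infty<t_0<0$ take $l=\lfloor q\theta(t_0)\rfloor$ with $q$ large. Then $\gamma\to\theta(t_0)\in(0,1)$ and $t_\gamma\to t_0$ by continuity of $\theta^{-1}$, so \eqref{eq:Psi} gives $q\Psi_\gamma(t_0)\le|t_0-t_\gamma|\to0$, while $q(1-\gamma)\to\infty$. For $t_0=0$ take $l=q-j$ with $q$ large. Then $q(1-\gamma)=j$ and $q\Psi_\gamma(0)\le j|t_\gamma|\to0$, since $\gamma\to1$.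

The sets $\{t:q\Psi_\gamma(t)<1/j\}$ are open in $[-\infty,\infty)$, so finitely many of them cover the compact set $[-\infty,0]$, and then also $[-\infty,\log(1+\delta')]$ for some $\delta'\in(0,1)$. Put $\delta_j=\delta'r_j$, and use the finitely many numbers $N=qm_j$.

Let $p$ be as in (a), write $t(z')=\log(|z'-b|/r_j)$, and choose one of the finitely many pairs with $q\Psi_\gamma(t(z))<1/j$. Since $x(p)\ge\frac12$, we may put $\hat w=w/|w|$. Consider the polynomial
\[
F(z',w')=r_j^{q-l}e^{-q\Gamma^*(\gamma)}\,\langle w',\hat w\rangle^N\,(z'-b)^{l-q}f_{j,N}(z').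
\]
By \eqref{eq:Gamma}, $r_j^{q-l}e^{-q\Gamma^*(\gamma)}|z'-b|^le^{-q\Gamma_{r_j}(z'-b)}=e^{-q\Psi_\gamma(t(z'))}$. The remaining factors in \eqref{eq:poly} are at most $1$, so \eqref{eq:S} gives $|F|\le Se^{-q\Psi_\gamma(t(z'))}\le S$ on $\Omega_\varphi$, and $|F|\le Se^{-j}\le S/2$ where $|z'-b|\ge3r_j$, because there $t\ge\log3\ge1$. At $z$ the remaining factors equal $1$, since $|z-b|<2r_j<s_j/10$ and Lemma~\ref{lem:geometry}(a),(c) apply. With $|w|^N=x(p)^{N/2}e^{-N\varphi(z)}$ and Bernoulli's inequality,
\[
|F(p)|\ge\Big(1-\frac1{jN_j}\Big)^{N_j}S^{-1}e^{-1/j}\ge\Big(1-\frac1j\Big)e^{-2/j}.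
\]
Thus $|F(p)|^2/S^2\ge(1-\frac1j)^2e^{-6/j}\ge1-\frac8j$, and Lemma~\ref{lem:peakineq} gives (a).

(b) Here we multiply by a function $g$ of $z'$ that peaks near $z_*$ on the complement of a slightly smaller hole, respectively on a slightly larger disc. Where $g$ is large, the product in \eqref{eq:poly} is exponentially small in $N$. Let $\hat w=w_*/|w_*|$, $g=\big(\frac{1+\zeta}2\big)^l$ with $\zeta$ and $l$ specified below, and $F=\langle w',\hat w\rangle^Nf_{j,N}(z')g(z')$. For $|\zeta|\le1$ the parallelogram law gives $|1+\zeta|^2/4\le1-|1-\zeta|^2/4$. Fix $l$, depending only on $j$, such that $\big(1-\frac1{144j^2}\big)^{l/2}\le\frac14$. Then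
\begin{equation}\label{eq:g}
|g|\le1\ \text{ where }|\zeta|\le1,\qquad|g|\le\tfrac14\ \text{ where }|\zeta|\le1\text{ and }|1-\zeta|\ge\tfrac1{6j}.
\end{equation}

\emph{Case $|z_*-b|=r:=r_i$.} Let $\zeta(z')=\frac{(r-\delta)(z_*-b)}{r(z'-b)}$, where $0<\delta<\min(r,\frac1{2j})$ is so small that $g(z_*)=(1-\frac\delta{2r})^l\ge1-\frac1j$. If $N/m_i\ge l$, the pole of $g$ at $b$ is canceled and $F$ is a polynomial. Where $|z'-b|\ge r-\delta$ we have $|\zeta|\le1$ and $|F|\le S|g|$; if also $|z'-z_*|\ge\frac1j$, then
\[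
|\zeta-1|=\frac{|z_*-z'-\frac\delta r(z_*-b)|}{|z'-b|}\ge\frac{1/j-\delta}3\ge\frac1{6j}.
\]
Where $|z'-b|<r-\delta$ we have $|g|\le|\zeta|^l\le(r/|z'-b|)^l$. Let $\theta_\delta<1$ be the value of $|z|e^{-\Gamma_r(z)}$ at $|z|=r-\delta$. By (G4) and $re^{-\Gamma_r}\le e^{C_0}$,
\[
|F|\le S\big(|z'-b|e^{-\Gamma_r(z'-b)}\big)^{N/m_i-l}\big(re^{-\Gamma_r(z'-b)}\big)^l\le S\,\theta_\delta^{\,N/m_i-l}e^{C_0l}\le S/4
\]
if $N$ is large. The numbers $\delta$ and $N$ depend on $i$ but not on $b$ or $z_*$.

\emph{Case $|z_*|=1$.} Let $\zeta(z')=z'\bar z_*/(1+\delta)$, where $0<\delta\le\frac1{2j}$ is so small that $g(z_*)=\big(1-\frac\delta{2(1+\delta)}\big)^l\ge1-\frac1j$. Where $|z'|\le1+\delta$ we have $|\zeta|\le1$ and $|F|\le S|g|$; if also $|z'-z_*|\ge\frac1j$, then $|\zeta-1|=|z'-(1+\delta)z_*|/(1+\delta)\ge\frac1{3j}$. Where $|z'|>1+\delta$ we have $|g|\le(\frac32)^l$ and $\varphi_0(z')\ge\varphi_0(1+\delta)>0$, so $|F|\le Se^{-N\varphi_0(1+\delta)}(\frac32)^l\le S/4$ if $N$ is large.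

In both cases \eqref{eq:g} shows that $|F|\le S$ on $\Omega_\varphi$ and $|F|\le S/4$ where $|z'-z_*|\ge\frac1j$. Equality holds in \eqref{eq:poly} at $z_*$, since the holes are disjoint and lie in $\mathbb D$; hence $|F(p_0)|\ge S^{-1}(1-\frac1j)$ and $|F(p_0)|^2/S^2\ge1-\frac6j$. As $F$ is continuous at $p_0$, Lemma~\ref{lem:peakineq} gives (b).
\end{proof}

\subsection{Choice of the parameters}
We choose $s_1,m_1,s_2,m_2,\dots$ in this order; once $s_j$ and $m_j$ are chosen, Lemma~\ref{lem:peak} supplies $N_j$ and $\delta_j$. Put $m_0=\mu_0=1$. The choice is called \emph{admissible} if (S1) and the following conditions hold for all $j\ge1$.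
\begin{enumerate}
\item[(S2)] $s_j^{1/2}\le\delta_i$ for $1\le i<j$.
\item[(S3)] The circles $|z|=1-10^{-j}$ and $|z-b'|=r_i+\ell_{i,j}$ ($b'\in\Lambda_i$, $1\le i<j$) that bound $\mathcal A_j$ have radii and mutual distances greater than $40s_j^{1/4}$.
\item[(M1)] $m_{j-1}\mid m_j$, $m_j\ge8d$, and $\mu_j>\max(m_{j-1},\mu_{j-1})$.
\item[(M2)] $\displaystyle\sum_{M\ge\mu_j}M^{d+1}\Big(1-\frac1{(j-1)N_{j-1}}\Big)^{M-d}\le2^{-j}$ if $j\ge2$, the sum being over integers.
\item[(M3)] $\displaystyle\|\varphi_j\|_{C^{j+2}(|z|\le3)}\le2^{-j}\min_{1\le i<j}\min\Big\{1,\frac1{4m_i},\frac{s_i}{4\mu_i},\frac1{iN_i}\Big\}$, the right side being $\frac12$ for $j=1$.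
\end{enumerate}
Conditions (S1)--(S3) hold as soon as $s_j$ is small in terms of the earlier data; for (S3) note that the circles are finite in number, do not depend on $s_j$, and are pairwise disjoint by Lemma~\ref{lem:geometry}(b). Conditions (M1)--(M3) hold for all large multiples $m_j$ of $m_{j-1}$: the series in (M2) converges because $(j-1)N_{j-1}\ge2$, and $m_j\varphi_j$ is a smooth function on $\mathbb C$ that does not depend on $m_j$. So, for any given sequence of thresholds $\bar s_j>0$, there is an admissible choice that also satisfies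
\begin{enumerate}
\item[(S4)] $s_j\le\bar s_j$ for all $j\ge1$.
\end{enumerate}
The thresholds are fixed in Section~\ref{sec:levels} and depend only on $j$, $n$ and the auxiliary functions. Condition (M3) makes $\varphi$ smooth and later generations invisible at low levels; (M1) makes the fluxes integral at level $m_j$; (S3) is used in Proposition~\ref{prop:lower}; (S2) and (M2) are used in the last case of Section~\ref{sec:boundary}. Since $\eta_j\le\frac14$, (M1) gives $m_j\ge4\mu_j>4m_{j-1}$, so $m_j$ and $\mu_j$ increase strictly to infinity, and $\mu_j>1$. Put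
\[
\varphi=\sum_{j\ge0}\varphi_j,\qquad\Omega=\Omega_\varphi .
\]

\begin{lemma}\label{lem:domain}
For an admissible choice the following hold.
\begin{enumerate}
\item[(a)] $\varphi$ is smooth, subharmonic and bounded below on $D$, and $\{\Delta\varphi>0\}$ is the union of $\{1<|z|<2\}$ and the interiors of all holes. The domain $\Omega$ is bounded, pseudoconvex and $C^\infty$-smooth.
\item[(b)] $N_j\sup_D|\varphi-\Phi_j|\le\frac1j$ and $m_j\|\varphi-\Phi_j\|_{C^1(D)}\le\frac12$ for $j\ge1$.
\item[(c)] If $j\ge1$ and $M<\mu_{j+1}$, then $\sup_D|M\varphi_{j+1}|\le C_1(j+1)2^{j+1}$ and $M\big\|\sum_{i\ge j+2}\varphi_i\big\|_{C^2(D)}\le\frac14s_{j+1}$.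
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By (M3) the series $\varphi_+=\sum_{j\ge1}\varphi_j$ converges in every $C^l(|z|\le3)$ and $|\varphi_+|\le1$. The statement on $\Delta\varphi$ follows from (G1). The function $\log|w|+\varphi(z)$ is plurisubharmonic on $D\times\mathbb C^d$, hence so is $x=|w|^2e^{2\varphi}$, and $-\log(1-x)-\log(4-|z|^2)$ is a continuous plurisubharmonic function on $\Omega$ that tends to $+\infty$ at $b\Omega$. Over $|z|<2$ the defining function $|w|^2-e^{-2\varphi(z)}$ has nonzero $w$-gradient on $b\Omega$, because $w\ne0$ there. Over $\frac32<|z|<3$ the domain is $\{|w|^2e^{2c_1+2\varphi_+}+|z|^2-4<0\}$. The $w$-gradient of this function is nonzero if $w\ne0$, and if $w=0$ its $\bar z$-derivative is $z\ne0$.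

(b) Sum (M3) over the generations after $j$, using the entries $1/(jN_j)$ and $1/(4m_j)$ of the minimum.

(c) By Lemma~\ref{lem:geometry}(d), $|M\varphi_{j+1}|\le\eta_{j+1}C_12^{j+1}s_{j+1}^{-2}=C_1(j+1)2^{j+1}$. For the second bound sum (M3) over the generations after $j+1$, using the entry $s_{j+1}/(4\mu_{j+1})$.
\end{proof}

Part (c) explains the role of $\mu_{j+1}$. Below this level the holes of generation $j+1$ carry flux less than $\eta_{j+1}$, and they change the weight only by a factor bounded in terms of $j$. We call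
\[
\mathcal M_j=\{M\in\mathbb Z:M\ge d,\ \mu_j\le M<\mu_{j+1}\}
\]
the \emph{$j$-th range} of levels. All but finitely many levels lie in exactly one range, and $m_j\in\mathcal M_j$.

\section{The operator $T$ is not compact}\label{sec:noncompact}

We carry out the integer flux case of Example~\ref{ex:hole} at all holes of generation $\le j$ at once. The divisibility in (M1) is what makes this possible, and the factor $2^i$ in the definition of $r_i$ makes the total cost bounded.

\begin{proposition}\label{prop:noncompact}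
For every admissible choice, $T$ is not compact on $A^2(\Omega)$.
\end{proposition}

\begin{proof}
Fix $j\ge1$ and let $\psi=m_j\varphi$, $\psi_1=m_j(\varphi-\Phi_j)$ and $f=f_{j,m_j}$. By Lemma~\ref{lem:domain}(b), $\|\psi_1\|_{C^1}\le\frac12$. By \eqref{eq:poly}, $|f|^2e^{-2\psi}\le e^{-2\psi_1}\le3$ on $D$, so $\|f\|_\psi^2\le12\pi$, and $|f|^2e^{-2\psi}=e^{-2\psi_1}$ on the open set $Y$ obtained from $\mathbb D$ by removing the holes of generation $\le j$.

Let $\xi_0=\min(1,2(1-|z|)_+)$. For $b\in\Lambda_i$, $i\le j$, let $\xi_b$ be $0$ for $|z-b|\le r_i$, $1$ for $|z-b|\ge\sqrt{r_i}$, and $\log(|z-b|/r_i)/\log r_i^{-1/2}$ in between; by Example~\ref{ex:hole} with $Y=\frac12\log\frac1{r_i}$ its energy is $\int|\nabla\xi_b|^2=4\pi/\log\frac1{r_i}=4\pi2^{-i}s_i^2$. Let $\xi$ be the minimum of $\xi_0$ and all $\xi_b$. It is Lipschitz, takes values in $[0,1]$ and vanishes off $Y$. Almost everywhere $\nabla\xi$ is the gradient of one of these functions, and $\xi=1$ on $|z|\le\frac12$ outside the discs $B(b,\sqrt{r_i})$. By Lemma~\ref{lem:geometry}(a),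
\[
\int|\nabla\xi|^2\le3\pi+\sum_i4s_i^{-2}\cdot4\pi2^{-i}s_i^2\le19\pi,\qquad\int\xi\ge\frac\pi4-\sum_i4s_i^{-2}\pi r_i\ge\frac\pi4-4\pi\sum_is_i^2\ge\frac\pi8 .
\]

Test $\mathcal N_\psi(f)$ with $u=f\xi$. This function is Lipschitz with support in $\overline{\mathbb D}$; its mollifications are supported in a fixed compact subset of $D$ and converge to $u$ in $W^{1,2}$, so $u$ may be used in the definition of $\mathcal N_\psi$. On $Y$ we have $e^{-2\psi}u=e^{-2\psi_1}\xi/\bar f$ with $1/\bar f$ antiholomorphic, so $\vartheta_\psi u=-f\,(\xi_z-2(\psi_1)_z\xi)$, and $\vartheta_\psi u=0$ almost everywhere off $Y$. Therefore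
\[
\|\vartheta_\psi u\|_\psi^2=\int_Ye^{-2\psi_1}|\xi_z-2(\psi_1)_z\xi|^2\le C,\qquad\langle f,u\rangle_\psi=\int_Y\xi e^{-2\psi_1}\ge\frac\pi{8e},
\]
and $\mathcal N_\psi(f)\ge c$ with $c$ independent of $j$.

Let $F_j$ be the function $w_1^{m_j-d}f_{j,m_j}(z)$ divided by its norm. The $m_j$ are distinct, so the $F_j$ are orthonormal and tend weakly to zero. By Proposition~\ref{prop:reduction}(a), $\langle TF_j,F_j\rangle\ge c/(12\pi)$ for all $j$, which is impossible for a compact operator.
\end{proof}

\section{Estimates on the levels of one range}\label{sec:levels}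

Fix an admissible choice and $j\ge1$, and let $\psi=M\varphi$. A level $M\in\mathcal M_j$ is \emph{resonant} if $\operatorname{dist}(M/m_j,\mathbb Z)<\eta_j$ and \emph{nonresonant} otherwise. In this section $b_j,b_j',\dots$ are constants that depend only on $j$, $n$ and the auxiliary functions, and ``for $s_j$ small'' means: for $s_j$ below a positive threshold that depends only on the same data. The phrase occurs finitely many times, and $\bar s_j$ in (S4) is the smallest of these thresholds.

For $b\in\Lambda_j$ and $r_j\le\tau\le s_j/10$, Lemma~\ref{lem:geometry}(c) shows that among $\varphi_0,\dots,\varphi_{j+1}$ only the hole at $b$ contributes to the flux through $B(b,\tau)$. By Lemma~\ref{lem:domain}(c) the later generations contribute at most $\frac1{2\pi}\cdot\pi\frac{s_j^2}{100}\cdot\frac12s_{j+1}$. Hence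
\begin{equation}\label{eq:flux}
\Big|\alpha_{M\varphi}(b,\tau)-\frac M{m_j}\Big|\le\frac{s_j^2}{100}\qquad\big(M<\mu_{j+1},\ b\in\Lambda_j,\ r_j\le\tau\le s_j/10\big).
\end{equation}

\subsection{Nonresonant levels}

\begin{proposition}\label{prop:good}
There are numbers $\nu_j\to0$, which may depend on $\varphi$, such that $q_M\le\nu_j\kappa_M$ on $D$ for all nonresonant $M\in\mathcal M_j$.
\end{proposition}

\begin{proof}
By \eqref{eq:principle} with $Z=D$ and $g=G$ it suffices to show $\int_D|U|^2\le\frac14\nu_j\mathcal E_\psi(U)$. Up to countably many circles, $D$ is the union of $X=\{\Delta\varphi>0\}$ and the set $\mathcal W$ of points of $\mathbb D$ that lie in no hole. Since $M\ge\mu_j\to\infty$, Lemma~\ref{lem:positive} takes care of $X$. It remains to treat $\mathcal W$.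

\emph{The squares.} Let $\mathcal C_j=\bigcup_{b\in\Lambda_j}Q_b$. By \eqref{eq:flux} the flux stays at distance at least $\eta_j/2$ from $\mathbb Z$, and $\frac{\eta_j}2\log\frac{s_j}{20r_j}\ge j2^{j-2}\ge\frac12$ by Lemma~\ref{lem:geometry}(a). Lemma~\ref{lem:ring} with $\rho=s_j/10$, $r=r_j$, $\eta=\eta_j/2$, summed over $b$, gives
\begin{equation}\label{eq:squares}
\int_{\mathcal C_j}|U|^2\le C\frac{s_j^2}{\eta_j}\mathcal E_\psi(U)=\frac Cj\mathcal E_\psi(U).
\end{equation}

\emph{The margins.} Let $\delta=2\cdot10^{-j}$, and for $b'\in\Lambda_i$, $i<j$, write $\ell=\ell_{i,j}$. Put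
\begin{align*}
R_0&=\{1-\delta<|z|<1\},&R_0^+&=\{1-2\delta\le|z|\le1-\delta\},\\
R_{b'}&=\{r_i<|z-b'|<r_i+2\ell\},&R_{b'}^+&=\{r_i+2\ell\le|z-b'|<r_i+4\ell\}.
\end{align*}
Every $z$ lies in the square of a nearest lattice point $b\in s_j(\mathbb Z+\mathrm i\mathbb Z)$, and $|z-b|<s_j\le\min(\ell,10^{-j})$. If $z\in\mathcal W\setminus\mathcal C_j$, then $b\notin\mathcal A_j$, so either $|b|>1-10^{-j}$ and $z\in R_0$, or $|b-b'|<r_i+\ell$ for some $b'$ and $z\in R_{b'}$. If $z$ lies in $R_0^+$ or in some $R_{b'}^+$, then by Lemma~\ref{lem:geometry}(b) $|z|\le1-\delta$ and $|z-b''|\ge r_{i''}+2\ell_{i'',j}$ for all $b''\in\Lambda_{i''}$, $i''<j$; hence $b\in\mathcal A_j$ and $z\in\mathcal C_j$. So the margins cover $\mathcal W\setminus\mathcal C_j$, and their companions $R_0^+$, $R_{b'}^+$ are disjoint subsets of $\mathcal C_j$.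

Let $V$ be the circular mean about $b'$. For $r_i<\tau<r_i+2\ell$,
\[
V(\tau)^2\,\tau\le2V(\tau+2\ell)^2(\tau+2\ell)+4\ell\int_\tau^{\tau+2\ell}V'(t)^2\,t\,dt .
\]
Integrating in $\tau$ and using \eqref{eq:circ}, we get $\int_{R_{b'}}|U|^2\le2\int_{R_{b'}^+}|U|^2+8\ell^2\int_{\mathcal D_{b'}}|\nabla|U||^2$. For $R_0$ we take the mean about $0$ and shift inward: $V(\tau)^2\le2V(\tau-\delta)^2+2\delta\int_{\tau-\delta}^\tau V'^2$. Any two radii in $[1-2\delta,1]\subset[0.6,1]$ have ratio at most $2$, so $\int_{R_0}|U|^2\le4\int_{R_0^+}|U|^2+4\delta^2\int_{R_0\cup R_0^+}|\nabla|U||^2$. The sets $\mathcal D_{b'}$ and $R_0\cup R_0^+$ are disjoint, so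
\[
\int_{\mathcal W}|U|^2\le5\int_{\mathcal C_j}|U|^2+16\cdot10^{-2j}\int|\nabla|U||^2\le\Big(\frac Cj+16\cdot10^{-2j}\Big)\mathcal E_\psi(U).\qedhere
\]
\end{proof}

\subsection{The difficulty at resonant levels}
The resonant levels form a proportion of about $2\eta_j=2js_j^2$ of the multiples of $1/m_j$. If the weights in \eqref{eq:average} were the $W_M$ alone, this would finish the proof as in Example~\ref{ex:sparse}. But the weights are $W_M\kappa_M(z)$, and nothing so far prevents $\kappa_M(z)$ from being much larger at resonant levels than at the others. We therefore compare each block of resonant levels with a block of about $m_j/2$ lower levels that are far from resonance. At resonant levels we shall prove $q_M\le\frac1j\kappa_M+b_js_j^{-2}\log\frac1{s_j}$, where $s_j$ is the scale on which the weight is understood. The last term times the proportion $js_j^2$ is of size $jb_j\log\frac1{s_j}$, which is large, so the bound $\kappa\ge\kappa_0$ on the comparison block is not sufficient. Near the holes of generation $j$ the Aharonov--Bohm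 effect provides the better bound $\kappa\ge cs_j^{-1/2}/\log\frac1{s_j}$; far from them the weight is understood on the larger scale $s_j^{1/2}$, and $\kappa_0$ suffices.

\subsection{A lower bound for the kernel far from resonance}
To show that $\kappa_M(z_0)$ is large we need a holomorphic function concentrated in a disc of small radius $R$ about $z_0$. Lemma~\ref{lem:vanish} with $\mu=0$ would put the weight $|z-z_0|^{-2}\approx R^{-2}$ on the right side $g$, with no compensation, and all gain would be lost. We cancel this factor by placing a negative unit flux on a nearby disc $B(z_1,R)$. The weight is then no longer subharmonic, but the negative field is of size $R^{-2}$, much smaller than the energy $s_j^{-2}$ that the ring lemma provides on a disc filled with squares of generation $j$.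

\begin{proposition}\label{prop:lower}
For $s_j$ small: if $1\le M<\mu_{j+1}$, $\operatorname{dist}(M/m_j,\mathbb Z)\ge\frac14$ and $|z_0-b|\le s_j^{1/2}+r_j$ for some $b\in\Lambda_j$, then $\kappa_M(z_0)\ge c\,s_j^{-1/2}/\log\frac1{s_j}$.
\end{proposition}

\begin{proof}
Let $R=s_j^{1/4}\le\frac1{100}$. Then $|z_0-b|\le2R^2\le R$.

\emph{Step 1: a point $z_1$ with $|z_1-z_0|=10R$ and $B(z_1,2R)\subset\mathcal A_j$.} By (S3), at most one of the circles bounding $\mathcal A_j$ is within distance $20R$ of $b$. If it is a circle $|z-b'|=\rho'$, then $|z_0-b'|\ge\rho'-R>0$; move from $z_0$ radially away from $b'$, so that $|z_1-b'|\ge\rho'+9R$. If it is the outer circle, then $|z_0|>40R-21R$; move toward the origin, so that $|z_1|=|z_0|-10R\le1-10^{-j}-9R$. If there is no such circle, move in any direction. In all cases $B(z_1,2R)$ lies on the side of $\mathcal A_j$ of the exceptional circle and is contained in $B(b,13R)$. The latter disc meets none of the other circles and its center lies in $\mathcal A_j$, so it lies on the side of $\mathcal A_j$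 of each of them. Thus $B(z_1,2R)\subset\mathcal A_j$. A lattice square that meets $B(z_1,R)$ has diameter $\sqrt2s_j<R$, so it lies in $B(z_1,2R)$ and its center belongs to $\Lambda_j$.

\emph{Step 2: the modified weight.} For $0<\varepsilon<R$ let $\lambda_\varepsilon=\Gamma_\varepsilon(\cdot-z_0)-\Gamma_R(\cdot-z_1)$ and $\psi_\varepsilon=\psi+\lambda_\varepsilon$. We use (G2). Where $|z-z_1|\ge R$ we have $\max(|z-z_0|,\varepsilon)\le11|z-z_1|$, so $\lambda_\varepsilon\le\log11$. Where $|z-z_1|<R$ we have $\lambda_\varepsilon\le\log(11R)-\log R+C_0$. So $\lambda_\varepsilon\le\log11+C_0$ on $D$. On the annulus $R\le|z-z_0|\le2R$ we have $\lambda_\varepsilon\ge\log R-\log(12R)=-\log12$.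

\emph{Step 3: the energy stays coercive.} Let $Q_{b'}$ be a square that meets $B(z_1,R)$. It is at distance at least $8R$ from $z_0$, so $\Gamma_\varepsilon(\cdot-z_0)$ is harmonic on it. By \eqref{eq:flux} and (G1), the flux $\alpha_{\psi_\varepsilon}(b',\tau)$, $r_j\le\tau\le s_j/10$, differs from $M/m_j$ by at most $s_j^2/100+Cs_j^2R^{-2}\le Cs_j^{3/2}$, which is at most $\frac18$ for $s_j$ small. Lemma~\ref{lem:ring} applies with $\eta=\frac18$, since $\frac18\log\frac{s_j}{20r_j}\ge\frac12$, and gives $\int_{B(z_1,R)}|U|^2\le Cs_j^2\int|\nabla_{\psi_\varepsilon}U|^2$. As $\Delta\psi_\varepsilon\ge-CR^{-2}$ on $B(z_1,R)$ and $\Delta\psi_\varepsilon\ge0$ elsewhere,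
\[
\mathcal E_{\psi_\varepsilon}(U)\ge\big(1-Cs_j^{3/2}\big)\int|\nabla_{\psi_\varepsilon}U|^2\ge\frac12\int|\nabla|U||^2\qquad\text{for }s_j\text{ small.}
\]

\emph{Step 4: the concentrated function.} By Theorem~\ref{thm:OT} there is $f_0$ holomorphic on $B(z_0,2R)\subset D$ with $f_0(z_0)=e^{\psi(z_0)}$ and $\int|f_0|^2e^{-2\psi}\le4\pi R^2$. Let $\chi\in C_c^\infty(B(z_0,2R))$ with $0\le\chi\le1$, $\chi=1$ on $B(z_0,R)$, $|\nabla\chi|\le2/R$, and let $g=f_0\bar\partial\chi$. By Step 2, $\|g\|^2_{\psi_\varepsilon}\le144R^{-2}\cdot4\pi R^2\le C$. By Step 3 and Lemma~\ref{lem:poincare}, $\mathcal N_{\psi_\varepsilon}(g)\le CR^2\log\frac1R$. Lemma~\ref{lem:vanish} gives $v$ with $\bar\partial v=g$, $v(z_0)=0$, $\|v\|_\psi^2\le CR^2\log\frac1R$. Then $f=\chi f_0-v\in A^2_\psi$ has $f(z_0)=e^{\psi(z_0)}$ and $\|f\|_\psi^2\le CR^2\log\frac1R$, so $\kappa_M(z_0)\ge c/(R^2\log\frac1R)$.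
\end{proof}

\subsection{An upper bound at resonant levels}
Let $\mathcal Z_j$ be the set of points of $\mathbb D$ at distance at least $s_j^{1/2}$ from $\{|z|\ge1\}$ and from all holes of generation $<j$. At level $M\in\mathcal M_j$ the flux through those holes may be enormous, and we make no attempt to estimate $q_M$ near them. Call $z_0\in\mathcal Z_j$ \emph{far} if it is also at distance at least $s_j^{1/2}$ from all holes of generation $j$.

\begin{proposition}\label{prop:upper}
For $s_j$ small: if $M\in\mathcal M_j$ is resonant and $z_0\in\mathcal Z_j$, then $q_M(z_0)\le\frac1j\kappa_M(z_0)+q^0$, where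
\[
q^0=b_js_j^{-1}\log\tfrac1{s_j}\ \text{ if }z_0\text{ is far},\qquad q^0=b_js_j^{-2}\log\tfrac1{s_j}\ \text{ otherwise.}
\]
\end{proposition}

\begin{proof}
\emph{Points away from the centers.} Suppose that $|z_0-b|\ge s_j/80$ for all $b\in\Lambda_j$. Let $\varrho=s_j^{1/2}$ if $z_0$ is far and $\varrho=s_j/100$ otherwise. The disc $B=B(z_0,\varrho)\subset\mathbb D$ meets no hole of generation $\le j$; in the second case this is because $s_j/80-s_j/100>r_j$. So $M\Phi_j$ is harmonic on $B$, and $|M(\varphi-\Phi_j)|\le E:=C_1(j+1)2^{j+1}+1$ by Lemma~\ref{lem:domain}(c). Since $\omega=1$ on $B(z_0,\varrho/2)$, Lemma~\ref{lem:mean} gives $a\le\kappa_B\le2e^{4E}\varrho^{-2}$. By Lemma~\ref{lem:localkernel}, $q_M(z_0)\le C\varrho^2\log\frac1\varrho\,\kappa_M(z_0)+Ce^{4E}\varrho^{-2}\log\frac1\varrho$, and $C\varrho^2\log\frac1\varrho\le\frac1j$ for $s_j$ small. Far points are covered by this case.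

\emph{Points near a center.} Suppose that $|z_0-b|<s_j/80$ with $b\in\Lambda_j$. Now $\kappa_B$ may be huge and the bound $a\le\kappa_B$ is useless. We take $B=B(b,\varrho)$ with $\varrho=s_j/10$ and use the radial structure of the weight. Denote by $z$ the coordinate centered at $b$, so that $|z_0|<\varrho/8$, and write $r=r_j$. Since $M/m_j\ge\eta_j$ and $M$ is resonant, $M/m_j=L+\sigma$ with an integer $L\ge1$ and $|\sigma|<\eta_j$. By Lemmas~\ref{lem:geometry}(c) and~\ref{lem:domain}(c), on $B$
\[
\psi=h+\psi_0+\psi_1,\qquad h\text{ harmonic},\qquad\psi_0=(L+\sigma)\Gamma_r,\qquad|\psi_1|\le s_j .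
\]
Multiplication by $e^{-(h+\mathrm i\tilde h)}$ is an isometry of $A^2(B,\omega e^{-2\psi})$ onto $A^2(B,\omega e^{-2(\psi_0+\psi_1)})$ that maps $\Theta$ to a unimodular multiple of the corresponding function for $\psi_0+\psi_1$ and preserves the pointwise weighted modulus. So in computing $\kappa_B$ and $a$ we may assume $h=0$. Let $\langle\cdot,\cdot\rangle_0$ and $\|\cdot\|_0$ belong to the radial weight $\omega e^{-2\psi_0}$ on $B$. Call a holomorphic function on $B$ \emph{regular} if it vanishes to order at least $L$ at $0$, and \emph{singular} if it is a polynomial of degree less than $L$. Outside the hole $e^{-\psi_0}=|z|^{-L-\sigma}$, so a regular function is bounded in weighted modulus, while a singular function has most of its mass close to the hole. Regular and singular functions are orthogonal on every circle about $0$.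

\emph{Regular functions are not large at $z_0$.} Let $f=z^Lf_1$ with $f_1$ holomorphic. By (G2), $|z_0|e^{-\Gamma_r(z_0)}\le1$ and $\log r-C_0\le\Gamma_r(z_0)\le0$, so $|\sigma\Gamma_r(z_0)|\le\eta_j(2^js_j^{-2}+C_0)\le j2^j+C_0$ and
\[
|f(z_0)|^2e^{-2\psi_0(z_0)}\le e^{2j2^j+2C_0}|f_1(z_0)|^2 .
\]
For $\varrho/4<\tau<\varrho/2$ the Poisson kernel of $B(0,\tau)$ at $z_0$ is at most $\frac1{2\pi}\frac{\tau+|z_0|}{\tau-|z_0|}\le\frac3{2\pi}$; applying it to the subharmonic function $|f_1|^2$ and integrating against $\tau\,d\tau$ gives $|f_1(z_0)|^2\le\frac{16}{\pi\varrho^2}\int_{\varrho/4<|z|<\varrho/2}|f_1|^2$. On this annulus $\omega=1$ and $|f|^2e^{-2\psi_0}=|f_1|^2|z|^{-2\sigma}\ge|f_1|^2(s_j/40)^{2\eta_j}\ge\frac12|f_1|^2$, because $2\eta_j\log\frac{40}{s_j}\le80js_j<\log2$. Hence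
\begin{equation}\label{eq:regular}
|f(z_0)|^2e^{-2\psi_0(z_0)}\le b_j'\varrho^{-2}\|f\|_0^2\qquad\text{for regular }f\text{ of finite norm.}
\end{equation}

\emph{Singular functions have little mass in the outer annulus.} Let $0\le l\le L-1$ and $y=\log|z|$. On $\log r<y<\log\varrho$ the measure $|z^l|^2\omega e^{-2\psi_0}\,dA$ has density $2\pi\omega e^{-\gamma y}\,dy$ with $\gamma=2(L-1-l)+2\sigma>-2\eta_j$. If $\gamma\ge0$, the density is nonincreasing, so the last interval of length $\log2$ carries a fraction at most $\log2/\log(\varrho/r)$ of $\|z^l\|_0^2$. If $\gamma<0$, that interval carries mass at most $2\pi\varrho^{|\gamma|}\log2$, while $\log r<y<\log\frac\varrho2$ carries mass at least $2\pi r^{|\gamma|}\log\frac\varrho{2r}$; since $r^{-|\gamma|}\le r^{-2\eta_j}=e^{2j2^j}$, the fraction is at most $e^{2j2^j}\log2/\log\frac\varrho{2r}$. By Lemma~\ref{lem:geometry}(a), $\log\frac\varrho{2r}\ge2^{j-1}s_j^{-2}$. By orthogonality of the monomials, after enlarging $b_j'$,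
\begin{equation}\label{eq:singular}
\int_{\varrho/2<|z|<\varrho}|f|^2\omega e^{-2\psi_0}\le b_j's_j^2\|f\|_0^2\qquad\text{for singular }f.
\end{equation}

\emph{The bound for $a$.} Split the Taylor series of $\Theta$ into a regular and a singular part, $\Theta=\Theta_{\rm r}+\Theta_{\rm s}$. The weights $\omega e^{-2\psi}$ and $\omega e^{-2\psi_0}$ differ by the factor $e^{-2\psi_1}$, with $|1-e^{-2\psi_1}|\le Cs_j$; in particular $\|\Theta\|_0^2\le2\kappa_B$. The reproducing property of $\Theta$ and \eqref{eq:regular} give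
\[
\|\Theta_{\rm r}\|_0^2=\langle\Theta_{\rm r},\Theta\rangle_0\le|\Theta_{\rm r}(z_0)|e^{-\psi(z_0)}+Cs_j\|\Theta_{\rm r}\|_0\|\Theta\|_0\le C\Big(\sqrt{b_j'}\,\varrho^{-1}+s_j\sqrt{\kappa_B}\Big)\|\Theta_{\rm r}\|_0 .
\]
With \eqref{eq:singular} and orthogonality on the annulus, $a\le2\big(\|\Theta_{\rm r}\|_0^2+b_j's_j^2\|\Theta_{\rm s}\|_0^2\big)\le b_j''\big(s_j^{-2}+s_j^2\kappa_B\big)$. Insert $\kappa_B\le\kappa_M(z_0)+C\log\frac1\varrho\,a$ from Lemma~\ref{lem:localkernel}. For $s_j$ small, $Cb_j''s_j^2\log\frac1\varrho\le\frac12$, and so $a\le2b_j''\big(s_j^{-2}+s_j^2\kappa_M(z_0)\big)$. The second bound of Lemma~\ref{lem:localkernel} now gives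
\[
q_M(z_0)\le C(1+b_j'')s_j^2\log\tfrac1{s_j}\;\kappa_M(z_0)+Cb_j''s_j^{-2}\log\tfrac1{s_j},
\]
and the first coefficient is at most $\frac1j$ for $s_j$ small.
\end{proof}

\subsection{Resonant blocks are negligible}

\begin{proposition}\label{prop:blocks}
For $s_j$ small: for all $z\in\mathcal Z_j$ and $0<x<1$,
\[
\sum_{M\in\mathcal M_j\text{ resonant}}W_Mq_M(z)\le\frac2j\sum_{M\in\mathcal M_j}W_M\kappa_M(z).
\]
\end{proposition}

\begin{proof}
For an integer $L\ge1$ let $\mathcal R_L$ be the set of $M\in\mathcal M_j$ with $|M-Lm_j|<\mu_j$. As seen in the last proof, every resonant level of $\mathcal M_j$ lies in some $\mathcal R_L$, and $\#\mathcal R_L\le2\mu_j+1\le3\eta_jm_j$. Let $J_L$ be the set of integers in $[(L-\frac34)m_j,(L-\frac14)m_j]$. These sets are disjoint, $\#J_L\ge m_j/2-1\ge m_j/3$ since $m_j\ge8$, and $\operatorname{dist}(M'/m_j,\mathbb Z)\ge\frac14$ for $M'\in J_L$.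

Let $M\in\mathcal R_L$ and $M'\in J_L$. Since $\eta_j\le\frac14$ and $m_j\ge8d$, we have $M'<M<\mu_{j+1}$ and $M'\ge m_j/4\ge\max(\mu_j,2d)$, so $J_L\subset\mathcal M_j$. Also $M'/M\ge(L-\frac34)/(L+\frac14)\ge\frac15$, so $M'-i\ge M'/2\ge M/10$ for $0\le i<d$. Since $x^{M-d}\le x^{M'-d}$, we get $W_M\le\prod_{i<d}\frac{M-i}{M'-i}\,W_{M'}\le10^dW_{M'}$. This is why the comparison block is taken below the resonant block. If $\kappa_{M'}(z)\ge\kappa_{\min}$ on $J_L$, averaging over $M'$ gives
\[
\sum_{M\in\mathcal R_L}W_Mq^0\le3\eta_jm_j\cdot q^0\cdot10^d\cdot\frac3{m_j}\sum_{M'\in J_L}W_{M'}\le\frac{9\cdot10^d\eta_jq^0}{\kappa_{\min}}\sum_{M'\in J_L}W_{M'}\kappa_{M'}(z).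
\]
If $z$ is far, take $\kappa_{\min}=\kappa_0$; the factor is at most $Cjb_js_j\log\frac1{s_j}$. Otherwise $|z-b|<s_j^{1/2}+r_j$ for some $b\in\Lambda_j$, Proposition~\ref{prop:lower} applies to all $M'\in J_L$, and the factor is at most $Cjb_js_j^{1/2}\log^2\frac1{s_j}$. Both are at most $\frac1j$ for $s_j$ small. Sum over the $L$ with $\mathcal R_L\ne\emptyset$ and add the terms $\frac1jW_M\kappa_M(z)$ from Proposition~\ref{prop:upper}.
\end{proof}

\section{The Berezin transform at the boundary}\label{sec:boundary}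

From now on the choice of parameters is admissible and satisfies (S4). We show that $\widetilde T(p)\to0$ as $p\to p_0$ for each $p_0=(z_*,w_*)\in b\Omega$. Since $\overline\Omega$ is compact, a sequence of points approaching $b\Omega$ has a subsequence converging to a boundary point, so this gives $\widetilde T=0$ on $b\Omega$.

We need one crude bound. For a compact set $\mathcal K\subset D$ there is $C_{\mathcal K}$, depending also on $\varphi$, with
\begin{equation}\label{eq:crude}
\kappa_M(z)\le C_{\mathcal K}M\qquad(z\in\mathcal K,\ M\ge1).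
\end{equation}
Indeed, let $2t=\operatorname{dist}(\mathcal K,\partial D)$ and $\varrho=tM^{-1/2}$. On $B(z,\varrho)$, Taylor's formula writes $M\varphi$ as an affine function, which is harmonic, plus a remainder bounded by $M\varrho^2=t^2$ times a bound for the second derivatives of $\varphi$ on the $t$-neighborhood of $\mathcal K$; apply Lemma~\ref{lem:mean}. If $|z_*|<2$, then $x(p)\to1$ as $p\to p_0$, so the denominator in \eqref{eq:average} tends to infinity, while by \eqref{eq:crude} each term of the numerator stays bounded. Hence: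
\begin{equation}\label{eq:finite}
\text{if }|z_*|<2,\text{ any finite set of levels contributes }o(1)\text{ to \eqref{eq:average} as }p\to p_0 .
\end{equation}
There are four kinds of boundary points: $|z_*|=2$; $\Delta\varphi(z_*)>0$, that is, $1<|z_*|<2$ or $z_*$ in the interior of a hole; $|z_*|=1$ or $z_*$ on the boundary circle of a hole; and $|z_*|<1$ with $z_*$ in no hole.

\subsection{Points with $|z_*|=2$}
Let $\epsilon>0$, $\zeta=z'\bar z_*/4$ and $F=\big(\frac{1+\zeta}2\big)^l$. Then $|\zeta|\le1$ on $\Omega$, $|1-\zeta|=|z'-z_*|/2$ and $F(p_0)=1$. Since $|1+\zeta|^2/4\le1-|1-\zeta|^2/4$, we have $|F|\le1$ on $\Omega$, and $|F|\le\frac12$ where $|z'-z_*|\ge\epsilon$ if $l$ is large. Lemma~\ref{lem:peakineq} gives $\int_{\{|z'-z_*|\ge\epsilon\}}|k_p|^2\to0$ as $p\to p_0$, and \eqref{eq:local} gives $\limsup_{p\to p_0}\widetilde T(p)\le\epsilon^2$.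

\subsection{Points with $\Delta\varphi(z_*)>0$}
Here the weighted kernels concentrate at high levels. Let $\Delta\varphi\ge\gamma>0$ on $B(z_*,3R)\subset D$, let $z_0\in B(z_*,R)$, $\psi=M\varphi$, and let $k=G/\|G\|_\psi$ be the normalized kernel of $A^2_\psi$ at $z_0$; then $\langle f,k\rangle_\psi=f(z_0)/k(z_0)$ for $f\in A^2_\psi$. Let $\chi\in C_c^\infty(B(z_0,R))$ with $0\le\chi\le1$, $\chi=1$ on $B(z_0,R/2)$, $|\nabla\chi|\le4/R$, and put $g=k\,\bar\partial\chi$ and $\lambda_\varepsilon=\Gamma_\varepsilon(\cdot-z_0)$ for $\varepsilon<R/2$. Then $\lambda_\varepsilon\le\log4$ on $D$ and $\lambda_\varepsilon\ge\log\frac R2$ where $g\ne0$, so $\|g\|^2_{\psi+\lambda_\varepsilon}\le16R^{-4}$. Since $\Delta(\psi+\lambda_\varepsilon)$ is nonnegative on $D$ and at least $\gamma M$ on $B(z_0,R)$, we have $\int_{B(z_0,R)}|U|^2\le(\gamma M)^{-1}\mathcal E_{\psi+\lambda_\varepsilon}(U)$, and \eqref{eq:principle} gives $\mathcal N_{\psi+\lambda_\varepsilon}(g)\le64R^{-4}/(\gamma M)$. Lemma~\ref{lem:vanish} yields $v$ with $\bar\partial v=g$,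 $v(z_0)=0$ and $\|v\|_\psi\le t_M:=32R^{-2}(\gamma M)^{-1/2}$. The function $f=\chi k-v\in A^2_\psi$ has $f(z_0)=k(z_0)$, so $1=\langle f,k\rangle_\psi\le\|f\|_\psi\le\|\chi k\|_\psi+t_M$. Therefore $\int_{|z-z_0|\ge R}|k|^2e^{-2\psi}\le1-\|\chi k\|_\psi^2\le2t_M$, and by \eqref{eq:Nf}
\[
\frac{q_M(z_0)}{\kappa_M(z_0)}=\mathcal N_\psi(k)\le\|(\bar z-\bar z_0)k\|_\psi^2\le R^2+32t_M\qquad(z_0\in B(z_*,R),\ M\ge1).
\]
By \eqref{eq:average} and \eqref{eq:finite}, $\limsup_{p\to p_0}\widetilde T(p)\le R^2+32t_{M_0}$ for every $M_0$. Let $M_0\to\infty$ and then $R\to0$.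

\subsection{Points over the unit circle or the boundary of a hole}
Let $|z_*|=1$ and $i=1$, or let $z_*$ lie on the boundary circle of a hole of generation $i$. By Lemma~\ref{lem:domain}(b), Lemma~\ref{lem:peak}(b) applies for every $j\ge i$, and \eqref{eq:local} with $a=z_*$, $\epsilon=1/j$ gives $\limsup_{p\to p_0}\widetilde T(p)\le j^{-2}+176/j$. Let $j\to\infty$.

\subsection{Points over the complement of the holes}
Let $|z_*|<1$ with $z_*$ in no hole. Holes of later and later generations may accumulate at $z_*$, so a point $z$ near $z_*$ can lie in or next to a hole, say of generation $j$, and then $z$ need not belong to $\mathcal Z_{j'}$ for $j'>j$. The construction provides a dichotomy. If $1-x\le1/(jN_j)$, the peak functions of Lemma~\ref{lem:peak}(a) localize $k_p$. If not, the weights $W_M$ have decayed before the level $\mu_{j+1}$ by (M2), and the ranges after the $j$-th do not matter.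

Fix $j_0\ge1$. There is $c_*>0$ such that all $z$ with $|z-z_*|<c_*$ are at distance at least $c_*$ from $\{|z|\ge1\}$ and from the finitely many holes of generation $\le j_0$. Fix $j_1>j_0$ with $s_{j_1}^{1/2}\le c_*$. Consider $p=(z,w)$ so close to $p_0$ that $|z-z_*|<c_*$, $x=x(p)>0$ and $1-x\le1/(iN_i)$ for all $i\le j_1$. Let $j(z)\in(j_0,\infty]$ be the least $j>j_0$ such that $|z-b|\le r_j+\delta_j$ for some $b\in\Lambda_j$, and $j(z)=\infty$ if there is none. Then
\begin{equation}\label{eq:inZ}
z\in\mathcal Z_j\qquad\text{for every integer }j\text{ with }j_1\le j\le j(z).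
\end{equation}
Indeed, the distance from $z$ to $\{|z|\ge1\}$ and to the holes of generation $\le j_0$ is at least $c_*\ge s_j^{1/2}$, and for $j_0<i<j$ the distance to the holes of generation $i$ exceeds $\delta_i\ge s_j^{1/2}$ by (S2).

\emph{Case 1: $j=j(z)<\infty$ and $1-x\le1/(jN_j)$.} Lemma~\ref{lem:peak}(a) and \eqref{eq:local} with $a=b$, $\epsilon=3r_j$ give $\widetilde T(p)\le(5r_j)^2+176/j\le177/j_0$.

\emph{Case 2: all other $p$.} By the choice of $p$ we must have $j(z)>j_1$. We split the numerator of \eqref{eq:average} by levels. The levels $M<\mu_{j_1}$ contribute $o(1)$ as $p\to p_0$, by \eqref{eq:finite}. In the ranges $\mathcal M_j$ with $j_1\le j\le j(z)$, the nonresonant levels contribute at most $\sup_{j\ge j_1}\nu_j$ in total by Proposition~\ref{prop:good}, and the resonant levels at most $2/j_1$ in total by \eqref{eq:inZ} and Proposition~\ref{prop:blocks}. If $j(z)=\infty$, this covers all levels. If $j=j(z)<\infty$, the levels $M\ge\mu_{j+1}$ remain, and $x<1-1/(jN_j)$. The denominator of \eqref{eq:average} is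 at least its first term, which is at least $\kappa_0d!/\pi^d$. From $q_M\le4\kappa_M$, \eqref{eq:crude} with $\mathcal K=\overline{\mathbb D}$, $W_M\le\pi^{-d}M^dx^{M-d}$ and (M2) for the index $j+1$, these levels contribute at most
\[
C_\varphi\sum_{M\ge\mu_{j+1}}M^{d+1}\Big(1-\frac1{jN_j}\Big)^{M-d}\le C_\varphi2^{-j_1},
\]
where $C_\varphi$ depends only on $n$ and $\varphi$.

The two cases together give
\[
\limsup_{p\to p_0}\widetilde T(p)\le\frac{177}{j_0}+\sup_{j\ge j_1}\nu_j+\frac2{j_1}+C_\varphi2^{-j_1}.
\]
Let $j_1\to\infty$ and then $j_0\to\infty$.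

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Make an admissible choice that satisfies (S4). By Lemma~\ref{lem:domain}(a), $\Omega$ is a $C^\infty$-smooth bounded pseudoconvex complete Hartogs domain over the disc $D$. The operator $T$ lies in $\mathcal T(\overline\Omega)$ because $z_1,\bar z_1\in C(\overline\Omega)$, and $T\ge0$ by \eqref{eq:hankel}. It is not compact by Proposition~\ref{prop:noncompact}, and $\widetilde T=0$ on $b\Omega$ by the four cases above.
\end{proof}

\begin{remark}
Since $T\ge0$, we have $\|Tk_p\|^2\le\|T\|\,\widetilde T(p)$, and $\|Hk_p\|^2=\widetilde T(p)$ by \eqref{eq:hankel}. So on the domain of Theorem~\ref{thm:main} even the conditions $\|Tk_p\|\to0$ and $\|Hk_p\|\to0$ as $p\to b\Omega$ do not imply compactness.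
\end{remark}

\section{The implication that always holds}\label{sec:converse}

The following statement is not used in the proof of Theorem~\ref{thm:main}. It shows that only one half of the equivalence in the question can fail.

\begin{proposition}\label{prop:converse}
Let $\Omega\subset\mathbb C^n$ be a $C^\infty$-smooth bounded pseudoconvex domain. Then $k_p\to0$ weakly in $A^2(\Omega)$ as $p\to b\Omega$, and $\widetilde T=0$ on $b\Omega$ for every compact operator $T$ on $A^2(\Omega)$.
\end{proposition}

\begin{proof}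
The second statement follows from the first, because $|\widetilde T(p)|\le\|Tk_p\|$ and a compact operator sends weakly null sequences to norm null sequences. Since $\|k_p\|=1$ and $\langle F,k_p\rangle=F(p)/\sqrt{K_\Omega(p,p)}$, it is enough to show that $K_\Omega(p,p)\to\infty$ as $p\to b\Omega$ and that the bounded functions are dense in $A^2(\Omega)$.

\emph{Growth of the kernel.} As $b\Omega$ is smooth and compact, there is $r_0>0$ such that at each boundary point $p'$ the closed ball of radius $r_0$ tangent to $b\Omega$ from the outside is disjoint from $\Omega$. Let $p\in\Omega$, let $p'$ be a nearest boundary point, at distance $\delta$, and let $\mathcal L$ be the complex line through $p$ and $p'$. The vector $p-p'$ is normal to $b\Omega$ at $p'$, so $\mathcal L$ contains the center $c_0$ of the exterior ball, $|p-c_0|=r_0+\delta$, and $\Omega\cap\mathcal L$ lies in the exterior of the closed disc in $\mathcal L$ with center $c_0$ and radius $r_0$. On the diagonal the Bergman kernel $K(p,p)=\sup|F(p)|^2/\|F\|^2$ does not decrease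 when the open set shrinks. The map $\zeta\mapsto r_0/(\zeta-c_0)$ sends the exterior of the disc onto the punctured unit disc, which has the same Bergman space as $\mathbb D$. Therefore
\[
K_{\Omega\cap\mathcal L}(p,p)\ge\frac{r_0^2}{\pi\big(|p-c_0|^2-r_0^2\big)^2}=\frac{r_0^2}{\pi\delta^2(2r_0+\delta)^2}.
\]
By the Ohsawa--Takegoshi theorem, a square integrable holomorphic function on the intersection of a bounded pseudoconvex open set with a complex hyperplane extends holomorphically to the set, with a norm bound that depends only on the diameter. Applying this $n-1$ times along a chain of affine subspaces from $\mathcal L$ to $\mathbb C^n$, we get $K_\Omega(p,p)\ge c'K_{\Omega\cap\mathcal L}(p,p)$ with $c'>0$ depending only on $n$ and $\operatorname{diam}\Omega$. The right side tends to infinity as $\delta\to0$.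

\emph{Density.} Fix an integer $s>n$, so that the Sobolev space $W^s(\Omega)$ is contained in $L^\infty(\Omega)$. By a theorem of Kohn \cite{Ko} there is $t>0$ such that the orthogonal projection $P_t$ onto $A^2(\Omega)$ in $L^2(\Omega,e^{-t|z|^2})$ maps $W^s(\Omega)$ into $W^s(\Omega)$. The weighted and unweighted norms are equivalent, so $P_t$ is bounded on $L^2(\Omega)$. Given $F\in A^2(\Omega)$, choose $g_l\in C^\infty(\overline\Omega)$ with $g_l\to F$ in $L^2(\Omega)$. Then each $P_tg_l$ is a bounded holomorphic function, and $P_tg_l\to P_tF=F$.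
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bl} B{\l}ocki, Invent. Math. \textbf{193} (2013).

\bibitem{DS} Nazli Dogan and Sonmez Sahutoglu, \emph{Compactness of Hankel and Toeplitz operators on convex Reinhardt domains in $\mathbb{C}^2$}, arXiv:2501.02339 (2025).

\bibitem{Ko} Kohn, Trans. AMS \textbf{181} (1973).

\end{thebibliography}
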